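\title{The counting functions of magic, symmetric magic and pandiagonal magic squares are not polynomials}

\begin{abstract}
Let $M_n(t)$, $S_n(t)$ and $P_n(t)$ be the numbers of magic, symmetric magic and pandiagonal magic squares of order $n$ with nonnegative integer entries and line sum $t$. These functions are quasi-polynomials in $t$. We prove the conjecture of Beck, Cohen, Cuomo and Gribelyuk that none of them is a polynomial when $n\ge5$. The main tool is a criterion for the generating function to have a pole at $-1$. It is stated in terms of the faces of the cone of squares on which the line sum of an integral point is always even, and it is verified by bounding from below the number of nontrivial entries of certain characters. For odd $n\ge9$ the pole of $\sum_tP_n(t)x^t$ at $-1$ has order exactly $(n-3)^2$.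
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{semi-magic square} of order $n$ is an $n\times n$ matrix of nonnegative integers whose rows and columns all have the same sum $t$, the \emph{line sum}. It is a \emph{magic square} if its two main diagonals also have sum $t$, and a \emph{symmetric magic square} if it is moreover a symmetric matrix. A \emph{pandiagonal magic square} is a semi-magic square in which the $n$ diagonals parallel to the main diagonal (from upper left to lower right), wrapped around the square, all have sum $t$; the diagonals of the other direction are not constrained. For $n\ge1$ and $t\ge0$ let $M_n(t)$, $S_n(t)$ and $P_n(t)$ be the numbers of magic, symmetric magic and pandiagonal magic squares of order $n$ with line sum $t$.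

Each of these numbers counts the integral points of $t\mathcal P$, where $\mathcal P$ is the rational polytope of real nonnegative squares of the given kind with line sum $1$. By Ehrhart theory it is therefore a \emph{quasi-polynomial}, that is, a function $\sum_kc_k(t)t^k$ whose coefficients $c_k$ are periodic in $t$. The first thing one wants to know about such a function is whether the periodic part is present at all. For small orders both answers occur. In a magic square of order $3$ the central entry equals $t/3$, so $M_3(t)=0$ unless $3\mid t$, and $M_3$ is not a polynomial. On the other hand $P_3(t)=\binom{t+2}2$. Beck, Cohen, Cuomo and Gribelyuk \cite{BCCG} conjectured that $M_n$, $S_n$ and $P_n$ are not polynomials when $n\ge5$. We prove this.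

\begin{theorem}\label{thm:main}
For every $n\ge5$, none of the functions $M_n$, $S_n$, $P_n$ coincides with a polynomial on the nonnegative integers.
\end{theorem}

The small orders are elementary except for $M_4$, which we do not treat, and the method gives a quantitative statement for $P_n$.

\begin{theorem}\label{thm:list}
The function $S_n$ is a polynomial if and only if $n=1$. The function $P_n$ is a polynomial if and only if $n\in\{1,3\}$. For $n\ne4$, the function $M_n$ is a polynomial if and only if $n=1$.
\end{theorem}

\begin{theorem}\label{thm:pole}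
For every odd $n\ge9$, the rational function $\sum_{t\ge0}P_n(t)x^t$ has at $x=-1$ a pole of order exactly $(n-3)^2$.
\end{theorem}

Here is why one expects Theorem~\ref{thm:main}. Take three lines of a square that meet pairwise in three distinct cells, and suppose that the square vanishes on all other cells of these lines. Then any two of the three remaining entries add up to $t$, so each equals $t/2$, and $t$ is even. Thus $\mathcal P$ tends to have faces whose dilates contain integral points only for even $t$, and such a face ought to contribute a term of the form $(-1)^tt^k$, or equivalently a pole at $x=-1$ of the generating function. The difficulty is that the contribution can vanish: Example~\ref{ex:collapse} is a triangle with a half-integral vertex whose lattice point count is a polynomial. One has to find the largest faces that force $t$ to be even and to control the sign of what each of them contributes.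

Section~\ref{sec:parity} treats the cases where the parity obstruction acts on the whole polytope or on a facet; this settles $S_n$ for all $n$ and $P_n$ for even $n$. Section~\ref{sec:examples} computes two small examples, one with a pole at $-1$ and one without, and Section~\ref{sec:criterion} turns the difference between them into a criterion (Proposition~\ref{prop:criterion}). The criterion reduces the problem to a question about \emph{words}: arrays of unit complex numbers obtained by attaching a number to each line and multiplying, in each cell, the numbers of the lines through it. What is needed is a description of the words that are equal to $1$ in almost all cells. This is carried out for $M_n$ in Section~\ref{sec:magic} and for $P_n$ with odd $n\ge9$ in Sections~\ref{sec:triangles}--\ref{sec:nine}. The functions $P_5$ and $P_7$ are handled in Section~\ref{sec:fiveseven} by a different device, reduction modulo $3$.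

\section{Parity on the whole polytope and on a facet}\label{sec:parity}

\subsection*{Conventions}
We write $[\,\cdot\,]$ for the indicator of a condition, $J$ for the all-ones matrix, and $U(1)=\{z\in\mathbb C:|z|=1\}$. For $M_n$ and $S_n$ the indices are $1,\dots,n$, we put $i'=n+1-i$, and the \emph{lines} are the rows, the columns, the main diagonal $\{(i,i)\}$ and the antidiagonal $\{(i,i')\}$. For $P_n$ the indices are elements of $\mathbb Z_n=\mathbb Z/n\mathbb Z$. Reversing the row index turns the wrapped diagonals into the sets $i+j=s$, so the cell $(i,j)$ lies on row $i$, column $j$ and diagonal $s=i+j$, and these $3n$ sets are the lines.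

Two facts about polynomials are used throughout. First, a polynomial that vanishes at infinitely many points is zero; since $M_n(0)=S_n(0)=P_n(0)=1$, a counting function that vanishes for infinitely many $t$ is not a polynomial. Second, a polynomial $f$ with integer values on the nonnegative integers can be written $f(t)=\sum_ka_k\binom tk$ with $a_k\in\mathbb Z$ (the number $a_k$ is the $k$-th forward difference of $f$ at $0$), and then
\begin{equation}\label{eq:binomial}
\sum_{t\ge0}f(t)x^t=\sum_ka_k\frac{x^k}{(1-x)^{k+1}}\in\mathbb Z\big[x,(1-x)^{-1}\big].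
\end{equation}
In particular this series has no pole at $x=-1$.

\subsection*{Even orders and small orders}
The following lemma computes $P_3$, and it will be used again for $n=9$.

\begin{lemma}\label{lem:three}
Let $(Y_{ij})_{i,j\in\mathbb Z_3}$ be a real array whose rows, columns and diagonals $i+j=s$ all have the same sum. Then $Y_{ij}$ depends only on $i-j$.
\end{lemma}

\begin{proof}
Add the relations (row $1$) $-$ (row $2$) $=0$ and (column $1$) $-$ (column $2$) $=0$. The entries $Y_{12}$ and $Y_{21}$ cancel, and we get $(Y_{10}+Y_{01})-(Y_{20}+Y_{02})+2(Y_{11}-Y_{22})=0$. Comparing the diagonals $s=1$ and $s=2$ gives $Y_{01}+Y_{10}+Y_{22}=Y_{02}+Y_{20}+Y_{11}$. Hence $3(Y_{11}-Y_{22})=0$. The translated arrays $(Y_{i+a,j+b})$ satisfy the same hypothesis, so $Y_{1+a,1+b}=Y_{2+a,2+b}$ for all $a,b$.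
\end{proof}

\begin{proposition}\label{prop:small}
\begin{enumerate}
\item[(a)] If $n$ is even, then $S_n(t)=P_n(t)=0$ for all odd $t$.
\item[(b)] $M_2(t)=0$ for odd $t$, and $M_3(t)=S_3(t)=0$ for $3\nmid t$.
\item[(c)] $M_1=S_1=P_1=1$ and $P_3(t)=\binom{t+2}2$.
\end{enumerate}
In particular $M_2$, $M_3$, $S_3$, and $S_n$, $P_n$ for even $n$, are not polynomials.
\end{proposition}

\begin{proof}
(a) The antidiagonal of a symmetric square $X$ of even order has sum $2\sum_{i\le n/2}X_{ii'}$, so $t$ is even. For a pandiagonal square take representatives $i,j,s\in\{0,\dots,n-1\}$ with $s\equiv i+j$. Summing by rows, columns and diagonals gives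
\[
\sum_{i,j}X_{ij}(i+j-s)=t\,\frac{n(n-1)}2\,(1+1-1).
\]
Every $i+j-s$ is divisible by $n$, so $t(n-1)/2$ is an integer, and $n-1$ is odd.

(b) In order $2$, any two cells lie on a common line, so any two entries add up to $t$ and all entries are $t/2$. In order $3$, the two diagonals plus the middle column minus the top and bottom rows give $3X_{22}=t$.

(c) By Lemma~\ref{lem:three} a pandiagonal square of order $3$ has the form $X_{ij}=a_{i-j}$. Conversely, on each line $i-j$ takes every value once (on the diagonal $s$ it equals $2i-s$), so such an array has all line sums $a_0+a_1+a_2$. The number of solutions of $a_0+a_1+a_2=t$ is $\binom{t+2}2$.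
\end{proof}

\subsection*{Symmetric squares of odd order}
For odd $n$ the antidiagonal of a symmetric square has sum equal to the central entry plus an even number. So $t$ is no longer forced to be even, but it is forced to be even when the center is $0$. This condition defines a facet of the polytope. A facet is visible in the leading term of the number of boundary points, where all contributions are nonnegative and nothing can cancel.

\begin{proposition}\label{prop:symmetric}
For odd $n\ge5$ the function $S_n$ is not a polynomial.
\end{proposition}

\begin{proof}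
Let $n=2m+1$, $m\ge2$, and let $i_0=m+1$ be the central index. Let $\mathcal P$ be the polytope of real nonnegative symmetric magic squares with line sum $1$ and $d=\dim\mathcal P$. It is defined by $n+2$ equations in the space of symmetric matrices and contains the positive matrix $J/n$, so $d\ge\frac{n(n+1)}2-n-2\ge8$.

\emph{The facet.} Let $\Delta$ be the symmetric matrix with $-1$ at the center, $\frac1{2m}$ at the other cells of row $i_0$, of column $i_0$ and of the two diagonals, and $-\frac3{4m(m-1)}$ elsewhere. Row $i_0$ and each diagonal have sum $-1+2m\cdot\frac1{2m}=0$. A row $i\ne i_0$ has sum $\frac3{2m}-(2m-2)\frac3{4m(m-1)}=0$. Since $\frac3{4m(m-1)}\le\frac38$, the matrix $(J+\Delta)/n$ is a point of $\mathcal P$ with center $0$ and all other entries positive. The central entry is not constant on $\mathcal P$, and near $(J+\Delta)/n$ the only active inequality is $X_{i_0i_0}\ge0$. Hence $F_0=\mathcal P\cap\{X_{i_0i_0}=0\}$ is a facet, and $tF_0$ has no integral point for odd $t$.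

\emph{Points on a facet.} Let $F$ be a facet and $N_F(t)$ the number of integral points of $tF$. The integral points of the affine span of $tF$ form the empty set or a translate of a fixed lattice $\Gamma_F$ of rank $d-1$. In the second case let $\Pi$ be a fundamental parallelepiped of $\Gamma_F$, of diameter $\varrho$. The translates of $\Pi$ by the integral points of $tF$ have disjoint interiors, lie within distance $\varrho$ of $tF$, and cover all points of $tF$ at distance more than $\varrho$ from its relative boundary. So $N_F(t)\operatorname{vol}\Pi$ differs from $\operatorname{vol}(tF)$ by at most the volume of the $\varrho$-neighborhood of the boundary of $tF$, which is $O(t^{d-2})$ and does not depend on the translate. Thus for each $t$ either $N_F(t)=0$ or $N_F(t)=V_Ft^{d-1}+O(t^{d-2})$, where $V_F=\operatorname{vol}F/\operatorname{vol}\Pi>0$. If $\tau\ge1$ is such that $\tau\mathcal P$ has integral vertices, the second alternative holds for all $F$ whenever $\tau\mid t$.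

\emph{Boundary points.} Since $J/n\in\mathcal P$, the relative interior of $t\mathcal P$ consists of the points with all entries positive. Subtracting $J$ shows that $S_n(t-n)$ of them are integral, for $t\ge n$. So $B(t)=S_n(t)-S_n(t-n)$ counts the integral points on the boundary of $t\mathcal P$. Two facets meet in dimension at most $d-2$, so $B(t)=\sum_FN_F(t)+O(t^{d-2})$. Put $V=\sum_FV_F$. Then $B(t)/t^{d-1}\to V$ along the multiples of $\tau$, while $\limsup B(t)/t^{d-1}\le V-V_{F_0}<V$ along odd $t$. If $S_n$ were a polynomial, $B$ would be a polynomial for $t\ge n$, and the first limit would hold along all $t$.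
\end{proof}

It remains to treat $M_n$ for $n\ge5$ and $P_n$ for odd $n\ge5$. The faces that we shall find there have large codimension, and their contribution is not visible in a count of boundary points.

\section{Two examples}\label{sec:examples}

In both examples the polytope has one non-integral vertex, which is half-integral, and we compute the generating function by separating the direction of that vertex from the transverse directions.

\begin{example}[a pole]\label{ex:pole}
Let $g(t)$ be the number of symmetric $3\times3$ matrices of nonnegative integers with all row sums $t$. The three rows, viewed as sets of unordered pairs $\{i,j\}$, meet pairwise in the three off-diagonal cells, as in the configuration described in the introduction. Given $t$ and the diagonal entries $d_1,d_2,d_3\ge0$, the off-diagonal entries are determined: $X_{12}=\frac12(t-d_1-d_2+d_3)$, and the same with the indices permuted. They are nonnegative integers exactly when $t\equiv d_1+d_2+d_3\pmod 2$ and $t\ge t_0(d):=d_1+d_2+d_3-2\min_id_i$. Write $d=a(1,1,1)+d'$ with $\min_id'_i=0$; then $t_0(d)=a+d'_1+d'_2+d'_3$, and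
\[
\sum_tg(t)x^t=\frac1{1-x^2}\sum_{d\ge0}x^{t_0(d)}=\frac1{1-x^2}\cdot\frac1{1-x}\cdot\frac{1-x^3}{(1-x)^3}=\frac1{1-x^2}\cdot\frac{1+x+x^2}{(1-x)^3}.
\]
The factor $1/(1-x^2)$ comes from the ray $d=0$, on which $t$ is even. The transverse factor takes the value $\frac18$ at $x=-1$, so there is a simple pole. The value $\frac18$ can be predicted: on all integral points $(-1)^t=(-1)^{d_1}(-1)^{d_2}(-1)^{d_3}$, and $\sum_{d\ge0}\prod_i(-r)^{d_i}=(1+r)^{-3}\to2^{-3}$ as $r\to1^-$.
\end{example}

\begin{example}[no pole]\label{ex:collapse}
Let $g(t)$ be the number of integral points in the $t$-th dilate of the triangle with vertices $(0,0)$, $(2,0)$, $(1,\frac12)$, that is, of $(\xi,\eta)\in\mathbb Z^2$ with $\eta\ge0$ and $2\eta\le\xi\le2t-2\eta$. The slack variables $a=\eta$, $b=\xi-2\eta$, $c=2t-\xi-2\eta$ range over all nonnegative integers with $b+c$ even, and $t=2a+\frac{b+c}2$. Hence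
\[
\sum_tg(t)x^t=\frac1{1-x^2}\sum_{m\ge0}(2m+1)x^m=\frac1{1-x^2}\cdot\frac{1+x}{(1-x)^2}=\frac1{(1-x)^3},
\]
and $g(t)=\binom{t+2}2$. Again $t$ is even on the ray $b=c=0$, but now the transverse factor vanishes at $x=-1$. In terms of characters: $(-1)^t=\mathrm i^{\,b}\mathrm i^{\,c}=(-\mathrm i)^b(-\mathrm i)^c$ on the lattice $b+c\equiv0\pmod2$, and the average of the two resulting products is $\frac12\big((1-\mathrm i)^{-2}+(1+\mathrm i)^{-2}\big)=0$.
\end{example}

In both cases the transverse cone is an orthant and the transverse factor is an average of products $\prod_e(1-c_e)^{-1}$ over the ways of writing $(-1)^t=\prod_ec_e^{X_e}$ with the coordinates $e$ that vanish on the ray. If all $c_e$ equal $-1$, the product is positive. If non-real $c_e$ occur, it can cancel. The next section proves this in general.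

\section{Even faces and a criterion for a pole at $-1$}\label{sec:criterion}

\subsection*{The cone and its faces}
Let $E$ be a finite set of \emph{cells} and $\mathcal L$ a family of subsets of $E$, the \emph{lines}, such that every cell lies on a line and all lines have the same number of cells. Let $A:\mathbb Z^E\to\mathbb Z^{\mathcal L}$ be the map of line sums, let $\Lambda$ be the lattice of $X\in\mathbb Z^E$ whose line sums are all equal, with common value $t(X)$, and let $\Lambda_{\mathbb R}$ be its real span. The cone $C=\Lambda_{\mathbb R}\cap\mathbb R^E_{\ge0}$ contains the all-ones vector $J$, so it is full-dimensional in $\Lambda_{\mathbb R}$, and $t>0$ on $C\setminus0$. Put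
\[
f(t)=\#\{X\in C\cap\Lambda:t(X)=t\},\qquad G(x)=\sum_{t\ge0}f(t)x^t.
\]
We assume throughout:
\begin{itemize}
\item[(H)] there is $X^0\in\Lambda$ with $t(X^0)=1$.
\end{itemize}
This excludes only a trivial case: if $t(\Lambda)=N\mathbb Z$ with $N\ge2$, then $f$ vanishes off the multiples of $N$, as in Proposition~\ref{prop:small}.

The faces of $C$ are the sets $\{X\in C:X|_T=0\}$ with $T\subset E$. For a nonzero face $F$ let $\operatorname{supp}F$ be the set of cells at which some point of $F$ is positive, and $Z_F=E\setminus\operatorname{supp}F$. The relative interior $\operatorname{relint}F$ consists of the points of $C$ that are positive exactly on $\operatorname{supp}F$. So a set $S\subset E$ is the support of a face if and only if some point of $C$ is positive exactly on $S$, and $F\subset F'$ if and only if $\operatorname{supp}F\subset\operatorname{supp}F'$. Moreover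
\[
\operatorname{span}F=\{X\in\Lambda_{\mathbb R}:X|_{Z_F}=0\},
\]
because for $X$ in the right side and $Y\in\operatorname{relint}F$ we have $Y+\varepsilon X\in F$ for small $\varepsilon>0$. Put $\Lambda_F=\Lambda\cap\operatorname{span}F$ and $\operatorname{codim}F=\dim C-\dim F$.

\begin{definition}
A nonzero face $F$ is \emph{even} if $t(X)$ is even for all $X\in\Lambda_F$.
\end{definition}

A nonzero face of an even face is even.

\subsection*{Words}
Evenness is a statement about all points of a lattice, and it is hard to test or to classify directly. Duality replaces it by the existence of a single certificate, a way of writing $(-1)^t$ as a product over the cells of $Z_F$, as in Section~\ref{sec:examples}. We recall the two facts about characters, that is, homomorphisms to $U(1)$, that are needed. A character of a subgroup of an abelian group extends to the whole group, because $U(1)$ is divisible. If $Q$ is a finitely generated abelian group of rank $r$, its characters form a compact group isomorphic to $U(1)^r\times(\text{finite group})$; its dimension is $r$, and its identity component is the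 torus of characters of $Q/\text{torsion}\cong\mathbb Z^r$.

A character of $\mathbb Z^E$ is a vector $c\in U(1)^E$, acting by $c(X)=\prod_ec_e^{X_e}$. A \emph{word} is a character of $\mathbb Z^E$ that is trivial on $\ker A$. The words form a group $W$. A word is a character of the image of $A$, which extends to $\mathbb Z^{\mathcal L}$; so the words are exactly the vectors
\[
c_e=\prod_{\ell\ni e}g_\ell,\qquad g\in U(1)^{\mathcal L}.
\]
The \emph{phase} of $c$ is $\pi(c)=c(X^0)=\prod_\ell g_\ell$. It is a homomorphism $W\to U(1)$. For $X\in\Lambda$ we have $X-t(X)X^0\in\ker A$, hence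
\begin{equation}\label{eq:phase}
c(X)=\pi(c)^{t(X)}\qquad(X\in\Lambda).
\end{equation}
We call $c$ \emph{odd} if $\pi(c)=-1$, and a \emph{sign word} if all $c_e\in\{\pm1\}$. The word $c$ is \emph{trivial at} $e$ if $c_e=1$. Let $I(c)$ be the set of cells at which $c$ is trivial, $Z(c)=E\setminus I(c)$, and call $\operatorname{wt}(c)=|Z(c)|$ the \emph{weight}. The word $c$ is \emph{feasible} if some $X\in C\setminus0$ is supported in $I(c)$; we then scale $X$ to have line sums $1$. A word with a line on which no cell is trivial is not feasible. For $S\subset E$ let $W_S$ be the group of words trivial on $S$, and $W_F=W_{\operatorname{supp}F}$ for a nonzero face $F$. The elements of $W_F$ are feasible.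

\begin{lemma}\label{lem:words}
Let $F$ be a nonzero face of $C$.
\begin{enumerate}
\item[(a)] $F$ is even if and only if $W_F$ contains an odd word.
\item[(b)] $\dim W_F=|Z_F|-\operatorname{codim}F$. This number is also the dimension of the space of real vectors $\lambda\in\mathbb R^E$ of the form $\lambda_e=\sum_{\ell\ni e}p_\ell$ that vanish on $\operatorname{supp}F$. The phase is $1$ on the identity component $W_F^0$.
\item[(c)] Let $F$ be even. Then $W_F$ contains an odd word of finite order and weight at most $\operatorname{codim}F$. If $\dim W_F\ge1$, then $W_F$ also contains an odd word of weight at most $\operatorname{codim}F+1$ that is not a sign word.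
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $c\in W_F$ is odd and $X\in\Lambda_F$, then $(-1)^{t(X)}=c(X)=1$ by \eqref{eq:phase}. Conversely let $F$ be even. The characters $(-1)^t$ on $\Lambda$ and $1$ on $\mathbb Z^{\operatorname{supp}F}$ agree on the intersection $\Lambda_F$, so they define a character of $\Lambda+\mathbb Z^{\operatorname{supp}F}$. Any extension $c$ to $\mathbb Z^E$ is trivial on $\ker A$ and on $\operatorname{supp}F$, and $c(X^0)=-1$.

(b) Let $\rho$ be the restriction of vectors to $Z_F$. The group $W_F$ is the character group of $\mathbb Z^E/(\ker A+\mathbb Z^{\operatorname{supp}F})=\mathbb Z^{Z_F}/\rho(\ker A)$, whose rank is $|Z_F|-\dim\rho(\ker A_{\mathbb R})$. Fix $Y\in F\setminus0$. For $X\in\Lambda_{\mathbb R}$ the vector $X-\frac{t(X)}{t(Y)}Y$ lies in $\ker A_{\mathbb R}$ and has the same restriction as $X$. So $\rho(\ker A_{\mathbb R})=\rho(\Lambda_{\mathbb R})$, and this space has dimension $\dim C-\dim F$ because the kernel of $\rho$ on $\Lambda_{\mathbb R}$ is $\operatorname{span}F$. The orthogonal complement of $\rho(\ker A_{\mathbb R})$ in $\mathbb R^{Z_F}$ consists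 of the vectors supported in $Z_F$ and orthogonal to $\ker A_{\mathbb R}$, that is, lying in the row space of $A$; this is the second description. Finally, if $X\in F\cap\Lambda$ has $t(X)=N>0$, then $\pi^N=1$ on $W_F$ by \eqref{eq:phase}, so $\pi=1$ on the connected group $W_F^0$.

(c) The idea is to use each continuous parameter of $W_F$ to make one more cell trivial. Let $m=\dim W_F$. Start with an odd $c\in W_F$ and $S=\operatorname{supp}F$. The group $W_S$ is the character group of $Q_S=\mathbb Z^E/(\ker A+\mathbb Z^S)$. While $Q_S$ has positive rank, some cell $e\notin S$ has image of infinite order in $Q_S$. Then $Q_{S\cup e}$ has rank one less, and $c'\mapsto c'_e$ maps the torus $W_S^0$ onto $U(1)$. Multiply $c$ by an element of $W_S^0\subset W_F^0$ so that $c_e=1$, and add $e$ to $S$; by (b) the phase stays $-1$. After $m$ steps $W_S$ is finite and contains $c$, and $\operatorname{wt}(c)\le|Z_F|-m=\operatorname{codim}F$. If we stop after $m-1$ steps, then $\dim W_S=1$, and all elements of the infinite set $cW_S^0$ are odd of weight at most $\operatorname{codim}F+1$. Only finitely many of them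 are sign words.
\end{proof}

\subsection*{Subdivision by chains of faces}
To read off the pole of $G$ we cut $C$ into simplicial cones, for which the generating function is explicit. The subdivision by chains of faces suits the purpose because it attaches one generator to each face, and we can choose the parity of the generator to record whether the face is even.

\begin{lemma}\label{lem:chains}
Let $V\subset\mathbb R^E$ be a subspace, $\Gamma$ a lattice of full rank in $V$, and $K=V\cap\mathbb R^E_{\ge0}$. Suppose that for each nonzero face $F$ of $K$ a point $w_F\in\Gamma\cap\operatorname{relint}F$ is given. For a chain $\gamma=(F_1\subsetneq\dots\subsetneq F_k)$ of nonzero faces, $k\ge0$, put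
\[
\operatorname{cone}(\gamma)=\Big\{\sum a_iw_{F_i}:a_i>0\Big\},\qquad\operatorname{box}(\gamma)=\Big\{\sum a_iw_{F_i}:0<a_i\le1\Big\},
\]
both sets being $\{0\}$ for the empty chain. Then $w_{F_1},\dots,w_{F_k}$ are linearly independent, $K$ is the disjoint union of the sets $\operatorname{cone}(\gamma)$, and every point of $\operatorname{cone}(\gamma)\cap\Gamma$ is uniquely $p+\sum n_iw_{F_i}$ with $p\in\operatorname{box}(\gamma)\cap\Gamma$ and integers $n_i\ge0$.
\end{lemma}

\begin{proof}
Independence holds because $w_{F_j}$ is positive at a cell where all points of $F_{j-1}$ vanish. Let $X\in\operatorname{relint}F$ with $F\ne0$, and let $a>0$ be maximal with $X-aw_F\ge0$. Then $X-aw_F$ lies in $F$ and vanishes at a cell of $\operatorname{supp}F$, so it is $0$ or lies in the relative interior of a proper face of $F$. Iterating, we find a chain $\gamma$ with $X\in\operatorname{cone}(\gamma)$. Conversely let $X=\sum a_iw_{F_i}$ with all $a_i>0$. Then $X$ is positive exactly on $\operatorname{supp}F_k$, which determines $F_k$, and $X-a_kw_{F_k}$ is nonnegative and vanishes at a cell where $w_{F_k}$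 is positive, so $a_k$ is the maximal $a$ above. By induction the chain is determined by $X$. For the last claim take $n_i=\lceil a_i\rceil-1$.
\end{proof}

\subsection*{The criterion}

\begin{proposition}\label{prop:criterion}
Assume \textup{(H)} and that even faces exist, and let $D$ be their maximal dimension. Suppose that every even face $F$ of dimension $D$ satisfies
\begin{itemize}
\item[(S)] $|Z_F|=\operatorname{codim}F$, and
\item[(R)] every odd word in $W_F$ is a sign word.
\end{itemize}
Then $G$ is a rational function and $\lim_{x\to-1}(1+x)^DG(x)$ exists and is positive. So $G$ has a pole of order exactly $D\ge1$ at $x=-1$, and $f$ is not a polynomial.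
\end{proposition}

\begin{proof}
Let $\chi=(-1)^t$ on $\Lambda$. For each nonzero face $F$ choose $w_F\in\Lambda\cap\operatorname{relint}F$ with $t(w_F)$ odd if $F$ is not even; to do so, add a vector of $\Lambda_F$ with odd $t$ to a large even multiple of a lattice point of $\operatorname{relint}F$. If $F$ is even, $t(w_F)$ is even.

\emph{Step 1: the chains that contribute.} By Lemma~\ref{lem:chains},
\[
G(x)=\sum_\gamma\frac{\sum_{p\in\operatorname{box}(\gamma)\cap\Lambda}x^{t(p)}}{\prod_{F\in\gamma}\big(1-x^{t(w_F)}\big)}.
\]
As $x\to-1$, the factor $1-x^N$ tends to $2$ for odd $N$, and $(1-x^N)/(1+x)\to N$ for even $N$. So the pole order of the term $\gamma$ at $-1$ is at most the number of even faces in $\gamma$. These form an initial segment of the chain and have distinct dimensions in $\{1,\dots,D\}$. Their number is therefore at most $D$, with equality exactly when $\gamma=\tau\cup\kappa$, where $\tau$ is a full flag (one face of each dimension $1,\dots,D$) ending in an even face $F$ of dimension $D$, and $\kappa$ is a possibly empty chain of faces strictly containing $F$. The faces in $\kappa$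 are not even, by the maximality of $D$. Hence
\begin{equation}\label{eq:limit}
\lim_{x\to-1}(1+x)^DG(x)=\sum_F\sum_\tau\frac1{\prod_{F'\in\tau}t(w_{F'})}\sum_\kappa2^{-|\kappa|}\sum_{p\in\operatorname{box}(\tau\cup\kappa)\cap\Lambda}\chi(p).
\end{equation}
Only the last sum has terms of both signs. Fix $F$; we show that it depends only on the directions transverse to $F$.

\emph{Step 2: the transverse cone is an orthant.} Let $\rho:\Lambda_{\mathbb R}\to\mathbb R^{Z_F}$ be the restriction. Its kernel is $\operatorname{span}F$, so by (S) it is onto. Given $y\ge0$ in $\mathbb R^{Z_F}$, take $X\in\Lambda_{\mathbb R}$ with $\rho(X)=y$ and add a large multiple of $w_F$; this gives a point of $C$ that restricts to $y$ and is positive on $\operatorname{supp}F$. It follows that for every $T\subset Z_F$ the face $F_T=\{X\in C:X|_T=0\}$ has $Z_{F_T}=T$ and codimension $|T|$. Thus $F'\mapsto\rho(F')$ is a bijection from the faces $F'\supsetneq F$ to the nonzero faces of the orthant $O=\mathbb R^{Z_F}_{\ge0}$, and $\rho(w_{F'})\in\operatorname{relint}\rho(F')$. The image $\Gamma=\rho(\Lambda)\cong\Lambda/\Lambda_F$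 is a sublattice of $\mathbb Z^{Z_F}$ of finite index $q$. Since $F$ is even, $\chi$ descends to a character $\bar\chi$ of $\Gamma$, and $\bar\chi(\rho(w_{F'}))=-1$ for all $F'\supsetneq F$. Let $\bar\kappa$ be the chain of faces of $O$ corresponding to $\kappa$, with generators $\rho(w_{F'})$.

\emph{Step 3: projecting the boxes.} Let $\mathbb Z\tau$ be the lattice generated by the $w_{F'}$, $F'\in\tau$, which form a basis of $\operatorname{span}F$. The map $\rho$ sends $\operatorname{box}(\tau\cup\kappa)\cap\Lambda$ to $\operatorname{box}(\bar\kappa)\cap\Gamma$. The preimage in $\Lambda$ of a point $\bar p=\sum_{F'\in\kappa}a_{F'}\rho(w_{F'})$ of the latter set is a coset of $\Lambda_F$, whose elements have the form $\sum_{F'\in\kappa}a_{F'}w_{F'}+(\text{element of }\operatorname{span}F)$. Each class of this coset modulo $\mathbb Z\tau$ has exactly one representative whose coefficients on $\tau$ lie in $(0,1]$. So $\bar p$ has exactly $[\Lambda_F:\mathbb Z\tau]$ preimages in the box, and \eqref{eq:limit} equals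
\[
\sum_FR_F\sum_\tau\frac{[\Lambda_F:\mathbb Z\tau]}{\prod_{F'\in\tau}t(w_{F'})},\qquad R_F=\sum_\kappa2^{-|\kappa|}\sum_{\bar p\in\operatorname{box}(\bar\kappa)\cap\Gamma}\bar\chi(\bar p).
\]
Every $F$ has a full flag, so it suffices to prove $R_F>0$.

\emph{Step 4: $R_F$ as a sum over the orthant.} Put $|y|=\sum_ey_e$ and apply Lemma~\ref{lem:chains} to $O$ and $\Gamma$. For $0<r<1$,
\[
\sum_{y\in O\cap\Gamma}\bar\chi(y)r^{|y|}=\sum_\kappa\frac{\sum_{\bar p\in\operatorname{box}(\bar\kappa)\cap\Gamma}\bar\chi(\bar p)r^{|\bar p|}}{\prod_{F'\in\kappa}\big(1+r^{|\rho(w_{F'})|}\big)}\ \longrightarrow\ R_F\qquad(r\to1^-).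
\]
The character $\bar\chi$ has exactly $q$ extensions $\tilde\chi$ to $\mathbb Z^{Z_F}$, namely one of them times the characters of $\mathbb Z^{Z_F}/\Gamma$. By orthogonality of characters, their average is $\bar\chi$ on $\Gamma$ and $0$ off $\Gamma$. Summing geometric series over $\mathbb Z^{Z_F}_{\ge0}$ gives
\begin{equation}\label{eq:RF}
R_F=\lim_{r\to1^-}\frac1q\sum_{\tilde\chi}\prod_{e\in Z_F}\frac1{1-\tilde\chi_er}.
\end{equation}

\emph{Step 5: there is only one extension.} Given $\tilde\chi$, let $c=\tilde\chi$ on $Z_F$ and $c=1$ on $\operatorname{supp}F$. Then $c(X)=\bar\chi(\rho(X))=(-1)^{t(X)}$ on $\Lambda$, so $c$ is an odd word in $W_F$, and $c_e=\pm1$ by (R). Suppose $c_e=1$ for some $e\in Z_F$. The face $F_{Z_F\setminus e}$ has dimension $D+1$ and $c$ is trivial on its support, so it is even by Lemma~\ref{lem:words}(a). This contradicts the maximality of $D$. Hence $\tilde\chi_e=-1$ for all $e\in Z_F$, so $q=1$ and $R_F=2^{-|Z_F|}>0$. The last claim follows from \eqref{eq:binomial}.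
\end{proof}

Hypothesis (S) is what makes the transverse sum factor into geometric series, and (R) is what fixes the sign of \eqref{eq:RF}. Example~\ref{ex:pole} is the case $E=\{\{i,j\}\}$, $\mathcal L=\{\text{rows}\}$, $D=1$, where the proof gives the limit $\frac12\cdot2^{-3}$, in agreement with the formula found there. In Example~\ref{ex:collapse} the transverse cone is an orthant, but the analogue of (R) fails and the analogue of \eqref{eq:RF} is $0$.

To apply the proposition one does not need to know the largest even faces. It is enough to have one even face of small codimension and a lower bound for the weight of odd words with an entry other than $\pm1$.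

\begin{corollary}\label{cor:criterion}
Assume \textup{(H)}. Suppose that there is an even face of codimension at most $b$, and that every feasible odd word that is not a sign word has weight at least $b+2$. Then $f$ is not a polynomial.
\end{corollary}

\begin{proof}
Let $F$ be an even face of maximal dimension, so $\operatorname{codim}F\le b$. If $\dim W_F\ge1$, Lemma~\ref{lem:words}(c) gives a feasible odd word of weight at most $b+1$ that is not a sign word, contrary to the hypothesis. So $\dim W_F=0$, and (S) holds by Lemma~\ref{lem:words}(b). An odd word in $W_F$ has weight at most $|Z_F|=\operatorname{codim}F\le b$, so it is a sign word, which is (R).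
\end{proof}

\section{Magic squares}\label{sec:magic}

Let $n\ge5$ and let the lines be the rows, the columns and the two diagonals, so that $f=M_n$. We write words as
\[
c_{ij}=u_iw_j^{-1}\alpha^{[j=i]}\beta^{[j=i']},\qquad\pi(c)=\alpha\beta\prod_iu_i\prod_jw_j^{-1},
\]
and call $u_i$ the \emph{value} of row $i$ and $w_j$ the value of column $j$. With this convention a cell off the diagonals is trivial exactly when its row and column have the same value. Multiplying all $u_i$ and $w_j$ by a common constant does not change $c$. The reflection $j\mapsto j'$ exchanges $\alpha$ and $\beta$, and transposition replaces $(u,w)$ by $(w^{-1},u^{-1})$; both preserve phase, weight and feasibility.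

Hypothesis (H) holds if there is a permutation $\sigma$ with exactly one $i$ such that $\sigma(i)=i$ and exactly one $i$ such that $\sigma(i)=i'$. For odd $n$, fix the central index and permute the pairs $\{i,i'\}$ cyclically; there are at least two pairs. For $n=6$ take $(1,2,3,4,5,6)\mapsto(1,5,2,6,3,4)$. For even $n\ge8$ take $1\mapsto1$, $2\mapsto n-1$, $n-1\mapsto n$, $n\mapsto2$, and permute the remaining pairs cyclically; again there are at least two.

We apply Corollary~\ref{cor:criterion} with
\[
b_5=5,\qquad b_6=10,\qquad b_7=13,\qquad b_n=3n-6\quad(n\ge8).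
\]
The value $3n-6$ comes from three lines meeting pairwise in three cells. For $n\le7$ there are lighter words, which use both diagonals.

\subsection*{Even faces of small codimension}

\begin{lemma}\label{lem:magicfaces}
There is an even face of codimension at most $b_n$.
\end{lemma}

\begin{proof}
It suffices to give an odd word $c$ of weight $b_n$ and a point of $C$ that is positive exactly on $I(c)$. The face with support $I(c)$ is then even, of codimension at most $\operatorname{wt}(c)$, by Lemma~\ref{lem:words}(a),(b).

\emph{Orders $5$, $6$, $7$.} Take $\alpha=\beta=-1$ and the magic squares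
\[
\begin{pmatrix}3&1&0&1&3\\1&1&4&1&1\\0&4&0&4&0\\1&1&4&1&1\\3&1&0&1&3\end{pmatrix},\quad
\begin{pmatrix}3&1&8&0&1&3\\5&2&0&2&2&5\\0&5&0&6&5&0\\0&5&0&6&5&0\\5&2&0&2&2&5\\3&1&8&0&1&3\end{pmatrix},\quad
\begin{pmatrix}3&0&3&4&3&0&3\\0&3&3&4&3&3&0\\3&3&2&0&2&3&3\\4&4&0&0&0&4&4\\3&3&2&0&2&3&3\\0&3&3&4&3&3&0\\3&0&3&4&3&0&3\end{pmatrix},
\]
with line sums $8$, $16$, $16$ and with $5$, $10$, $13$ zeros. For $n=5$ let $u=(1,-1,1,-1,1)$, for $n=7$ let $u=(1,1,-1,-1,-1,1,1)$, and in both cases $w=-u$. Then $\pi(c)=(-1)^n=-1$. Since $u_i=u_{i'}$, the word is trivial at the non-central cells of the diagonals and equal to $-1$ at the center; off the diagonals it is $-1$ exactly when $u_i=u_j$. These are the zeros of the first and third matrices. For $n=6$ let $u=(1,-1,1,1,-1,1)$ and $w=(-1,1,1,-1,1,-1)$, so $\pi(c)=(-1)^2(-1)^3=-1$. The signs of $c$ are $({+}{+}{+}{-}{+}{+})$ in rows $1,6$, $({+}{+}{-}{+}{+}{+})$ in rows $2,5$, and $({-}{+}{-}{+}{+}{-})$ in rows $3,4$, and the minus signs are the zeros of the second matrix.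

\emph{Orders $n\ge8$.} Take $u_1=w_2=\alpha=-1$ and all other values $1$. Then $\pi(c)=-1$. Row $1$, column $2$ and the main diagonal meet pairwise in the cells $(1,1)$, $(1,2)$, $(2,2)$, and $Z(c)$ consists of the other $3(n-2)$ cells of these lines. We construct two arrays supported in $I(c)$ whose rows, columns and main diagonal have sum $1$, one with antidiagonal sum below $1$ and one above. Both have $\frac12$ at $(1,1)$, $(1,2)$, $(2,2)$, which takes care of row $1$, column $2$ and the main diagonal. Let $Q=\{3,\dots,n\}$ and $\varepsilon=\frac1{4(n-2)}$.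

The array $X'$ has $X'_{21}=\frac14$, $X'_{2j}=X'_{i1}=\varepsilon$ for $i,j\in Q$, $X'_{ij}=\frac{1-\varepsilon}{n-3}$ for $i\ne j$ in $Q$, and no other nonzero entries. Row $2$ and column $1$ have sum $\frac12+\frac14+(n-2)\varepsilon=1$, and the rows and columns indexed by $Q$ have sum $\varepsilon+(1-\varepsilon)=1$. The array is positive exactly on $I(c)$. On the antidiagonal it has $0$ at $(1,n)$ and $(n-1,2)$, and $\varepsilon$ at $(2,n-1)$ and $(n,1)$, so the sum is at most
\[
2\varepsilon+(n-4)\frac{1-\varepsilon}{n-3}=1+\varepsilon-\frac{1-\varepsilon}{n-3}<1,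
\]
the last inequality being equivalent to $(n-2)\varepsilon<1$.

The array $X''$ has $X''_{21}=\frac12$ and, on $Q\times Q$, is the matrix of a permutation without fixed points: $i\mapsto i'$ for $3\le i\le n-2$ with $i\ne i'$, together with the transposition of $n-1$ and $n$ if $n$ is even, or the cycle $\frac{n+1}2\mapsto n-1\mapsto n\mapsto\frac{n+1}2$ if $n$ is odd. Its antidiagonal sum is at least $4$. A suitable combination $(1-\lambda)X'+\lambda X''$ with $0<\lambda<1$ has antidiagonal sum $1$ and is positive exactly on $I(c)$.
\end{proof}

\subsection*{The weight of words with an entry other than $\pm1$}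

\begin{proposition}\label{prop:magicweight}
Let $c$ be a feasible odd word that is not a sign word. Then $\operatorname{wt}(c)\ge b_n+2$; that is, $\operatorname{wt}(c)\ge7,12,15$ for $n=5,6,7$ and $\operatorname{wt}(c)\ge3n-4$ for $n\ge8$.
\end{proposition}

Together with Lemma~\ref{lem:magicfaces} and Corollary~\ref{cor:criterion} this gives:

\begin{corollary}\label{cor:magic}
For $n\ge5$ the function $M_n$ is not a polynomial.
\end{corollary}

The proof of Proposition~\ref{prop:magicweight} fills the rest of this section. The weight is essentially the number of cells whose row and column values differ, so it is small only if most rows and columns share one value, or if there are few values. Feasibility and oddness are used to show that the numbers of rows and of columns of each value are nearly equal and that at least three values occur. After that the proof is a count.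

\subsubsection*{The balance equation}
Fix $X\ge0$ with line sums $1$ and support in $I(c)$. For $s\in U(1)$ let $x_s=\#\{i:u_i=s\}$ and $y_s=\#\{j:w_j=s\}$; we call $(x_s,y_s)$ the \emph{class} of $s$. Then
\[
\pi(c)=\alpha\beta\prod_ss^{x_s-y_s}.
\]
A cell $(i,j)$ is trivial if and only if $w_j=\phi u_i$, where $\phi=1$ off the diagonals, $\phi=\alpha$ or $\beta$ at non-central cells of the main diagonal or the antidiagonal, and $\phi=\alpha\beta$ at the center ($n$ odd). Let $\mu_s,\nu_s,\omega_s$ be the sums of $X$ over the non-central main cells, the non-central antidiagonal cells and the center, restricted to rows of value $s$. Put $\omega=\sum_s\omega_s$, which is $0$ for even $n$. Then $\sum_s\mu_s=\sum_s\nu_s=1-\omega$. Off the diagonals, the mass of $X$ in rows of value $s$ is the mass in columns of value $s$. Therefore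
\begin{equation}\label{eq:balance}
x_s-y_s=(\mu_s+\nu_s+\omega_s)-(\mu_{s/\alpha}+\nu_{s/\beta}+\omega_{s/\alpha\beta}).
\end{equation}
Write $\delta_a$ for the indicator function of $a\in U(1)$. If the diagonal mass is concentrated, the phase is $1$. Precisely, since $c$ is odd, none of the following holds.
\begin{itemize}
\item[(C1)] $\alpha=\beta=1$. Then $x=y$ and $\pi(c)=1$.
\item[(C2)] $\omega=1$. Then $\mu=\nu=0$, $x-y=\delta_a-\delta_{\alpha\beta a}$ with $a$ the value of the central row, and $\pi(c)=\alpha\beta\,a\,(\alpha\beta a)^{-1}=1$.
\item[(C3)] $\omega=0$ and $\mu_a=\nu_b=1$ for some $a,b$. Then $x-y=\delta_a+\delta_b-\delta_{\alpha a}-\delta_{\beta b}$ and $\pi(c)=1$.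
\end{itemize}

\subsubsection*{Case A: exactly one of $\alpha,\beta$ differs from $1$}
By reflection let $\beta=1\ne\alpha$. Put $\tilde\mu_s=\mu_s+\omega_s$, so $\sum_s\tilde\mu_s=1$, and \eqref{eq:balance} reads $x_s-y_s=\tilde\mu_s-\tilde\mu_{s/\alpha}$. If $\tilde\mu_a=1$ for some $a$, then $x-y=\delta_a-\delta_{\alpha a}$ and $\pi(c)=1$. So all $\tilde\mu_s<1$, the integers $x_s-y_s$ lie strictly between $-1$ and $1$, and $x=y$. Hence $\alpha=\pi(c)=-1$. A trivial cell of the main diagonal exists and lies in a row of some value $a$ and a column of value $-a$; normalize $a=1$. Then $x_1\ge1$ and $x_{-1}=y_{-1}\ge1$, and since $c$ is not a sign word a third value occurs.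

There are $n^2-\sum x_s^2$ cells with $u_i\ne w_j$. Correcting for the main diagonal,
\[
\operatorname{wt}(c)=n^2-\sum_sx_s^2+e-k,\qquad e=\#\{i:w_i=u_i\},\quad k=\#\{i:w_i=-u_i\}.
\]
Let $n-z=\max_sx_s$; then $z\ge2$.

Suppose $z\le n/2$. The other values share $z$ rows in at least two nonempty parts, so $\sum x_s^2\le(n-z)^2+(z-1)^2+1$. The $n-z$ rows and $n-z$ columns of the most frequent value have at least $n-2z$ indices in common, so $e\ge n-2z$. If $w_i=-u_i$, then row $i$ or column $i$ has another value, so $k\le2z$. Altogether $\operatorname{wt}(c)\ge2nz-2z^2-2z-2+n$, which is concave in $z\in[2,n/2]$. At $z=2$ it is $5n-14\ge3n-4$. At $z=n/2$ it is $n^2/2-2$, which is at least $3n-4$ for $n\ge6$. For $n=5$ only $z=2$ occurs.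

Suppose $z>n/2$. Then $\sum x_s^2\le n(n-z)\le\frac{n(n-1)}2$ and $k\le n$, so $\operatorname{wt}(c)\ge\frac{n(n-1)}2$. This is $10$ for $n=5$ and at least $3n-4$ for $n\ge6$.

Since $3n-4=11,14,17$ for $n=5,6,7$, all these bounds are at least $b_n+2$.

\subsubsection*{Case B: $\alpha\ne1\ne\beta$; structure}
By (C2), $\omega<1$, so each diagonal has a trivial non-central cell.

\medskip\noindent(B1) \emph{At least three distinct values occur among the $u_i$ and $w_j$.} A trivial non-central main cell joins two values with ratio $\alpha\ne1$, so at least two values occur. Suppose they are exactly $1$ and $r$. Then $\alpha,\beta\in\{r,r^{-1}\}$, and $r\ne-1$ since $c$ is not a sign word. Dividing all values by $r$ if necessary, we may assume $\alpha=r$. As $r^2\notin\{1,r\}$, trivial non-central main cells lie in rows of value $1$, so $\mu_1=1-\omega$. Let $\beta=r$; then also $\nu_1=1-\omega$. If $\omega=0$ we are in case (C3). If $\omega>0$, the center is trivial, so $r^2\in\{1,r,r^{-1}\}$, hence $r^3=1$, and $\pi(c)$ is a cube root of unity, not $-1$. Let $\beta=r^{-1}$; then trivial non-central antidiagonal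 cells lie in rows of value $r$, so $\nu_r=1-\omega$. Since $\alpha\beta=1$, equation \eqref{eq:balance} at $s=1$ gives $x_1-y_1=\mu_1-\nu_r=0$. So $x=y$ and $\pi(c)=\alpha\beta=1$. Every subcase is contradictory.

\medskip\noindent(B2) \emph{$|x_s-y_s|\le1$ for all $s$.} Each bracket in \eqref{eq:balance} lies between $0$ and the total diagonal mass $2-\omega$. If $|x_s-y_s|\ge2$, one bracket equals $2$, so $\omega=0$ and either $\mu_s=\nu_s=1$ or $\mu_{s/\alpha}=\nu_{s/\beta}=1$. This is case (C3).

\medskip
Let $\mathcal D$ be the set of non-central diagonal cells, so $|\mathcal D|=2n$ for even $n$ and $2n-2$ for odd $n$. Call a cell \emph{special} if it lies in $\mathcal D$, or if it is the center and $\alpha\beta\ne1$; these are the cells with $\phi\ne1$. Then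
\[
\operatorname{wt}(c)=\mathcal E+N-K,\qquad\mathcal E=n^2-\sum_sx_sy_s,
\]
where $\mathcal E$ counts the cells with $u_i\ne w_j$, $N$ the special cells with $u_i=w_j$, and $K$ the trivial special cells. Normalize so that $x_s+y_s$ is maximal at $s=1$, and call a row or column \emph{deviating} if its value is not $1$. Let $p=n-x_1$ and $q=n-y_1$ be the numbers of deviating rows and columns, $\sigma=p+q$, and $\Sigma=\sum_{s\ne1}x_sy_s$. By (B1), $\sigma\ge2$, and by (B2), $|p-q|\le1$; so $\min(p,q)\ge1$. We need three estimates.

\medskip\noindent(E) \emph{$\Sigma\le pq-\min(p,q)$, hence $\mathcal E=n\sigma-pq-\Sigma\ge n\sigma-2pq+\min(p,q)$.} At least two values $s\ne1$ occur. If one of them has $x_s=0$, then $\Sigma\le p(q-1)$. If one has $y_s=0$, then $\Sigma\le(p-1)q$. Otherwise $y_s\le q-1$ for all $s\ne1$, and $pq-\Sigma=\sum_{s\ne1}x_s(q-y_s)\ge p$.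

\medskip\noindent(N1) \emph{$N-K\ge|\mathcal D|-4\sigma$.} Let $a$ be the number of cells of $\mathcal D$ on a deviating line. A row or column contains at most two cells of $\mathcal D$, so $a\le2\sigma$. The other cells of $\mathcal D$ have $u_i=w_j=1$ and count in $N$, so $\mathcal D$ contributes at least $(|\mathcal D|-a)-a$ to $N-K$. If the center is special and on no deviating line, it contributes $+1$. If it is special and on a deviating line, it contributes at least $-1$, but that line contains no cell of $\mathcal D$, so $a\le2\sigma-2$.

\medskip\noindent(N2) \emph{$K\le2n$ for even $n$ and $K\le2n-1$ for odd $n$}, these being bounds for the number of special cells.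

\medskip
By (E) and (N1), $\operatorname{wt}(c)\ge h+|\mathcal D|$ with $h=(n-4)\sigma-2pq+\min(p,q)$. With $m=\min(p,q)$,
\[
h=m(2n-7-2m)\ \text{ if }p=q,\qquad h=m(2n-9-2m)+n-4\ \text{ if }|p-q|=1,
\]
and both expressions are concave in $m$. This bound is useful for $\sigma\le n$. If $\sigma>n$, no value is frequent: all $x_s+y_s\le2n-\sigma\le n-1$, so
\begin{equation}\label{eq:spread}
\sum_sx_sy_s\le\sum_s\frac{(x_s+y_s)^2}4\le\frac{(n-1)\,2n}4,\qquad\mathcal E\ge\frac{n(n+1)}2 .
\end{equation}

\subsubsection*{Case B for $n\ge8$}
Let $\sigma\le n$. We need $h\ge n-2$ for odd $n$ and $h\ge n-4$ for even $n$, and by concavity it suffices to check the extreme values of $m$. For $p=q$: at $m=1$, $h=2n-9\ge n-2$; at $m=\frac n2$ ($n$ even), $\frac n2(n-7)\ge n-4$ is equivalent to $n^2-9n+8\ge0$; at $m=\frac{n-1}2$ ($n$ odd), $\frac{n-1}2(n-6)\ge n-2$ is equivalent to $n^2-9n+10\ge0$. For $|p-q|=1$: at $m=1$, $h=3n-15\ge n-2$; at $m=\frac{n-1}2$ ($n\ge9$ odd), $h=\frac{(n-1)(n-8)}2+n-4\ge n-2$; at $m=\frac{n-2}2$ ($n$ even), $h=\frac{(n-2)(n-7)}2+n-4\ge n-4$. All these hold for $n\ge8$. If $\sigma>n$,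 then \eqref{eq:spread} and (N2) give $\operatorname{wt}(c)\ge\frac{n(n-3)}2$, and $\frac{n(n-3)}2\ge3n-4$ is again $n^2-9n+8\ge0$.

\subsubsection*{Case B for $n=5,6,7$}
The values of $h$ for $\sigma\le n$, and the value $b_n+2-|\mathcal D|$ that $h$ must reach, are as follows.
\begin{center}
\begin{tabular}{c|cccccc|c}
$\{p,q\}$&$\{1,1\}$&$\{2,1\}$&$\{2,2\}$&$\{3,2\}$&$\{3,3\}$&$\{4,3\}$&needed\\\hline
$n=7$&$5$&$6$&$6$&$5$&$3$&$0$&$3$\\
$n=6$&$3$&$3$&$2$&$0$&$-3$&&$0$\\
$n=5$&$1$&$0$&$-2$&$-5$&&&$-1$
\end{tabular}
\end{center}
It remains to treat $\{4,3\}$ for $n=7$, $\{3,3\}$ for $n=6$, $\{2,2\}$ and $\{3,2\}$ for $n=5$, and $\sigma>n$ for each $n$.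

\medskip\noindent\emph{$n=7$.} For $\{4,3\}$, (E) gives $\mathcal E\ge49-24+3=28$; for $\sigma>7$, \eqref{eq:spread} gives $\mathcal E\ge28$. By (N2), $\operatorname{wt}(c)\ge28-13=15$.

\medskip\noindent\emph{$n=6$, $p=q=3$.} Here $x_1=y_1=3$, $\mathcal E=27-\Sigma$ and $\Sigma\le6$ by (E). It suffices to show $K\le15-\Sigma$. Write $K=K_\alpha+K_\beta$ according to the diagonal. A trivial main cell in a row of value $s$ lies in a column of value $\alpha s$, so $K_\alpha\le\sum_s\min(x_s,y_{\alpha s})$, and the same holds for $\beta$.

If $\Sigma\le3$, use $K\le12$. If $\Sigma=4$ and $K=12$, then all main cells are trivial, so $y_\alpha=x_1=3$, the only column values are $1$ and $\alpha$, and $\Sigma=3x_\alpha\ne4$; hence $K\le11$. Let $\Sigma\ge5$ and consider how the three deviating rows split by value. If they have three different values, $\Sigma\le3$. If they split as $2+1$, with $y,y'$ columns of these values, then $y+y'\le3$ and $2y+y'\ge5$ leave the classes $(2,2),(1,1)$ with $\Sigma=5$ or $(2,3),(1,0)$ with $\Sigma=6$. If they have one value, then $y\in\{2,3\}$ by (B2), and $y=3$ contradicts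 (B1); the classes are $(3,2),(0,1)$, with $\Sigma=6$.

For $\Sigma=5$, rows of value $1$ contribute at most $y_\alpha\le2$ to $K_\alpha$, so $K_\alpha\le2+2+1=5$, the same holds for $K_\beta$, and $K\le10$. For $\Sigma=6$ we may assume by transposition that the classes are $(3,2)$ for a value $r$ and $(0,1)$ for a value $r'$. Rows of value $1$ contribute at most $2$ to $K_\alpha$, with equality only if $\alpha=r$. Rows of value $r$ contribute at most $3$ if $\alpha r=1$ and at most $1$ otherwise. So $K_\alpha\le5$, with equality only if $\alpha=r=-1$. Thus $K=10$ would force $\alpha=\beta=r=-1$. Then all row values and all factors $\phi$ are $\pm1$, so the column of value $r'\ne\pm1$ has no trivial cell, against feasibility. Hence $K\le9$.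

\medskip\noindent\emph{$n=6$, $\sigma>6$.} Put $m_s=x_s+y_s\le5$, so $\sum m_s=12$ and $x_sy_s\le\lfloor m_s^2/4\rfloor$, which is $0,1,2,4,6$ for $m_s=1,\dots,5$. If no $m_s$ is $5$, then $\sum x_sy_s\le\sum m_s=12$. If exactly one is $5$, the remaining $7$ splits into parts at most $4$, which give at most $4+2$, so again $\sum x_sy_s\le12$. If two are $5$, then $\sum x_sy_s\le13$, with equality only for the classes $(3,2),(2,3),(1,1)$, since the $x_s$ add up to $6$. If $\sum x_sy_s\le12$, then $\operatorname{wt}(c)\ge24-12=12$. In the exceptional case $\mathcal E=23$, and $\operatorname{wt}(c)\le11$ would force $K=12$. Then all main cells are trivial, so $y_{\alpha s}=x_s$ for all $s$. The value $r$ with class $(1,1)$ is the only one with $x=1$ and the only one with $y=1$, so $\alpha r=r$, against $\alpha\ne1$.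

\medskip\noindent\emph{$n=5$, $p=q=2$.} By (E), $\mathcal E\ge20-8+2=14$, so we need $K-N\le7$. Three rows and three columns have value $1$, so each diagonal contains a cell with $u_i=w_j=1$. If the center is not such a cell, then $N\ge2$, and $K-N\le7$ by (N2). If it is and $\alpha\beta\ne1$, then $N\ge1$ and $K\le8$. If it is and $\alpha\beta=1$, then $K-N\ge8$ would need all eight cells of $\mathcal D$ to be trivial. Suppose so. Exactly two non-central rows have value $1$. If $i$ is one of them, then $w_i=\alpha$ and $w_{i'}=\beta$, so $i,i'$ are the two deviating columns. The same applies to the other such row, which is therefore $i'$, and gives $w_{i'}=\alpha$. So $\alpha=\beta$, $\alpha^2=1$, and $\alpha=-1$. For the remaining pair $l,l'$ we have $w_l=w_{l'}=1$, so $u_l=u_{l'}=\alpha^{-1}=-1$. Only the values $\pm1$ occur, against (B1).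

\medskip\noindent\emph{$n=5$, $\{p,q\}=\{3,2\}$.} By transposition let $x_1=2$, $y_1=3$. By (E), $\mathcal E\ge25-12+2=15$, so $\operatorname{wt}(c)\ge7$ unless $\mathcal E=15$ and $K=9$. Suppose this happens. Then $\alpha\beta\ne1$, all diagonal cells are trivial, and $\Sigma=25-6-15=4$. If the two deviating columns had different values, then $\Sigma\le3$. So they have one value $r$, with $x_r=2$, and the classes are $(2,3)$ for $1$, $(2,2)$ for $r$, and $(1,0)$ for a value $r'$. For a non-central $i$, triviality at the four cells of $\{i,i'\}^2$ gives $w_i=\alpha u_i=\beta u_{i'}$ and $w_{i'}=\alpha u_{i'}=\beta u_i$, hence $\alpha^2=\beta^2$.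

If $\beta=\alpha$, then $u_i=u_{i'}$ and $w_i=w_{i'}$, so non-central values come in pairs. The central row then has value $r'$ and the central column value $1$. The non-central rows and columns both have values $1,1,r,r$, and $w_i=\alpha u_i$ gives $\{\alpha,\alpha r\}=\{1,r\}$. So $\alpha=r$, $r^2=1$ and $\alpha\beta=1$, a contradiction. If $\beta=-\alpha$, then $u_{i'}=-u_i$, so the multiset of non-central row values is invariant under negation. In $\{1,r,r,r'\}$ and $\{1,1,r,r'\}$ only one value has multiplicity two, and it is not its own negative; so the multiset is $\{1,1,r,r\}$ and $r=-1$. Then the column values $\alpha u_i=\pm\alpha$ lie in $\{1,-1\}$, so $\alpha=-1$ and $\beta=1$, a contradiction.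

\medskip\noindent\emph{$n=5$, $\sigma>5$.} The numbers $x_s+y_s\le4$ add up to $10$, so $\sum x_sy_s\le4+4+1=9$ and $\operatorname{wt}(c)\ge16-9=7$.

\medskip
This completes the proof of Proposition~\ref{prop:magicweight}.

\section{Pandiagonal squares of orders $5$ and $7$}\label{sec:fiveseven}

For pandiagonal squares the words of small weight are classified below by arguments that need $n\ge9$. For $n=5,7$ we use symmetry instead. If a group $\mathcal G$ whose order is a power of $3$ permutes the cells and the lines, then it acts on the squares of line sum $t$ with orbits of size a power of $3$, so $P_n(t)\equiv P_n^{\mathcal G}(t)\pmod3$, where $P_n^{\mathcal G}(t)$ counts the invariant squares. These have few parameters and can be counted. The prime $3$ has a second advantage: over $\mathbb F_3$ we have $1-x^3=(1-x)^3$ and $1-x^9=(1-x)^9$, so many denominators become harmless, while $-1\ne1$ and a pole at $-1$ can still be seen.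

Call a power series over $\mathbb F_3$, or the reduction of one over $\mathbb Z$, \emph{tame} if it lies in $\mathbb F_3[x,(1-x)^{-1}]$. By \eqref{eq:binomial}, if $P_n$ is a polynomial then $\sum_tP_n^{\mathcal G}(t)x^t$ is tame. We shall use the following consequence of \eqref{eq:binomial}, applied to each variable of each monomial.
\begin{itemize}
\item[(T)] If $\Phi$ is a polynomial with integer coefficients, $\lambda_1,\dots,\lambda_k\in\{1,3,9\}$ and $\lambda_0\ge0$, then $\sum_{n_1,\dots,n_k\ge0}\Phi(n_1,\dots,n_k)\,x^{\lambda_0+\lambda_1n_1+\dots+\lambda_kn_k}$ is tame.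
\end{itemize}

Write cells as triples $(i,j,\ell)$ with $i+j+\ell=0$ in $\mathbb Z_n$; the lines are the sets where one coordinate is constant. The rotation $\varrho(i,j,\ell)=(j,\ell,i)$ and multiplication by a unit of $\mathbb Z_n$ permute the cells and the lines. For a square invariant under $\varrho$, the conditions on columns and diagonals repeat those on rows.

Both counts lead to the function
\[
\Psi(T)=\sum(a+1)(b+1),\quad\text{summed over }p,q\ge0\text{ with }a=T-2p-q\ge0,\ b=T-p-2q\ge0 .
\]

\begin{lemma}\label{lem:psi}
Modulo $3$, $\sum_T\Psi(T)x^T$ is a tame series plus $\dfrac{2x^2}{(1-x)^7(1+x)^2}$.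
\end{lemma}

\begin{proof}
By the symmetry $p\leftrightarrow q$ we have $\Psi=2\Psi_1-\Psi_0$, where $\Psi_1$ and $\Psi_0$ are the parts with $p\ge q$ and $p=q$. For $p=q+k$, $k\ge0$, we have $T=a+3q+2k$ and $b=a+k$, so $a,q,k\ge0$ are free. The series of $\Psi_0$ is $\sum(a+1)^2x^{a+3q}$, tame by (T). Using $\sum(a+1)^2x^a=\frac{1+x}{(1-x)^3}$ and $\sum kx^{2k}=\frac{x^2}{(1-x^2)^2}$, the series of $\Psi_1$ is
\[
\sum_{a,q,k\ge0}(a+1)(a+1+k)x^{a+3q+2k}=\frac1{1-x^3}\left[\frac1{(1-x)^4}+\frac{x^2}{(1-x)^2(1-x^2)^2}\right].\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:fiveseven}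
$P_5$ and $P_7$ are not polynomials.
\end{proposition}

\begin{proof}
\emph{$n=5$, $\mathcal G=\langle\varrho\rangle$.} The only fixed cell is $(0,0,0)$, with entry $o$. The other $24$ cells form eight orbits of size $3$. Let $a_1,a_2$ be the entries on the orbits of $(0,1,4),(0,4,1)$; $b_1,b_2$ those on the orbits of $(0,2,3),(0,3,2)$; and $p_1,p_2,p_3,p_4$ those on the orbits of $(1,1,3),(2,2,1),(3,3,4),(4,4,2)$. Put $a=a_1+a_2$, $b=b_1+b_2$. Row $1$, for instance, has the cells $(1,0,4),(1,4,0),(1,1,3),(1,3,1),(1,2,2)$ with entries $a_2,a_1,p_1,p_1,p_2$. Rows $0,\dots,4$ give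
\[
o+a+b=a+2p_1+p_2=b+2p_2+p_4=b+2p_3+p_1=a+2p_4+p_3=t .
\]
Rows $1,4$ give $p_2-p_3=2(p_4-p_1)$ and rows $2,3$ give $2(p_2-p_3)=p_1-p_4$. Hence $5(p_4-p_1)=0$, so $p_1=p_4=:p$, $p_2=p_3=:q$, $a=t-2p-q$, $b=t-p-2q$, and $o=3p+3q-t$. There are $(a+1)(b+1)$ ways to split $a$ and $b$. So $P_5^{\mathcal G}(t)=\Psi(t)-\Theta(t)$, where $\Theta(t)$ collects the terms of $\Psi(t)$ with $o<0$. Put $r=t-3p-3q\ge1$; then $a=p+2q+r$ and $b=2p+q+r$ are positive, so $p,q\ge0$ and $r\ge1$ are free, and $\sum\Theta(t)x^t=\sum(a+1)(b+1)x^{3p+3q+r}$ is tame by (T). By Lemma~\ref{lem:psi}, $\sum P_5^{\mathcal G}(t)x^t$ has a pole at $x=-1$ over $\mathbb F_3$ and is not tame.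

\emph{$n=7$, $\mathcal G$ generated by $\varrho$ and multiplication by $2$.} These commute and have order $3$, so $|\mathcal G|=9$. The orbits of cells are: $(0,0,0)$, with entry $o$; four orbits of size $9$, those of $(0,1,6)$, $(0,6,1)$, $(1,1,5)$, $(3,3,1)$, with entries $e_1,e_2,p,q$; and four orbits of size $3$, those of $(1,2,4),(1,4,2)$, with entries adding up to $a$, and of $(6,5,3),(6,3,5)$, with entries adding up to $b$. In total $1+36+12=49$. Put $e=e_1+e_2$. Modulo $\mathcal G$ the lines are represented by rows $0$, $1$, $6$. Row $0$ gives $o+3e=t$. Row $1$ has the cells $(1,0,6),(1,6,0),(1,1,5),(1,5,1),(1,3,3),(1,2,4),(1,4,2)$ and gives $e+2p+q+a=t$. Row $6$ has the cells $(6,0,1),(6,1,0),(6,6,2),(6,2,6),(6,4,4),(6,5,3),(6,3,5)$; here $(6,6,2)=2\cdot(3,3,1)$ and $(4,4,6)=4\cdot(1,1,5)$, so the row gives $e+2q+p+b=t$. Hence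
\[
P_7^{\mathcal G}(t)=\sum_{0\le3e\le t}(e+1)\Psi(t-e)=\sum_{0\le e\le t}(e+1)\Psi(t-e)-\sum_{e\le t<3e}(e+1)\Psi(t-e).
\]
The first sum on the right has generating function $(1-x)^{-2}\sum\Psi(T)x^T$, which has a pole at $-1$ over $\mathbb F_3$. We show that the second is tame. Put $T=t-e$, so the condition is $2e>T\ge0$. Expand $\Psi=2\Psi_1-\Psi_0$ and $T=a+3q+2k$ as in the proof of Lemma~\ref{lem:psi}, with $k=0$ for $\Psi_0$. With $e=e'+k$ the condition becomes $2e'>a+3q$, and $t=a+3q+3k+e'$. Write $a=2a'+\epsilon$, $q=2q'+\eta$ with $\epsilon,\eta\in\{0,1\}$. The condition says $e'=a'+3q'+\lfloor\frac{\epsilon+3\eta}2\rfloor+1+l$ with $l\ge0$, and then $t=3k+3a'+9q'+l+\lambda_0(\epsilon,\eta)$. The weights $(e+1)(a+1)(a+k+1)$ are polynomials with integer coefficients in the free variables $k,a',q',l$, so (T) applies to each pair $(\epsilon,\eta)$.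
\end{proof}

\section{Pandiagonal squares of odd order: triangle faces}\label{sec:triangles}

Let $n\ge9$ be odd and let the lines be the rows, columns and diagonals $i+j=s$, so that $f=P_n$. Hypothesis (H) holds with $X^0_{ij}=[i=j]$, because $i\mapsto2i$ is a bijection of $\mathbb Z_n$. We write words as
\[
c_{ij}=u_iv_j/h_{i+j},\qquad\pi(c)=\prod_iu_i\prod_jv_j\Big/\prod_sh_s .
\]
The \emph{line values} are $u_i$, $v_j$ and $h_s^{-1}$. By \emph{symmetries} we mean the translations $(i,j)\mapsto(i+a,j+b)$, multiplication by units of $\mathbb Z_n$, and the permutations of the coordinates $(i,j,\ell)$, $\ell=-i-j$. They permute cells and lines, so they preserve phase, weight and feasibility, and they permute the three families of parallel lines arbitrarily. Two lines of different families meet in exactly one cell. For a homomorphism $\kappa:\mathbb Z_n\to U(1)$ and constants $a,b\in U(1)$, replacing $(u,v,h)$ by $(a\kappa u,b\kappa v,ab\kappa h)$ does not change $c$; we call this \emph{normalizing}. It is the only freedom: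

\begin{lemma}\label{lem:exact}
Let $u,v,h$ be maps from $\mathbb Z_n$ to an abelian group with $u_iv_j=h_{i+j}$ for all $i,j$. Then $u=u_0\kappa$, $v=v_0\kappa$, $h=u_0v_0\kappa$ for a homomorphism $\kappa$. In particular the real solutions of $p_i+q_j=r_{i+j}$ are the constants $p=a$, $q=b$, $r=a+b$.
\end{lemma}

\begin{proof}
Put $\kappa_i=h_i/h_0$. Taking $j=0$ and $i=0$ gives $u_i/u_0=\kappa_i$ and $v_j/v_0=\kappa_j$, and then $\kappa_{i+j}=\kappa_i\kappa_j$. A homomorphism $\mathbb Z_n\to\mathbb R$ is zero.
\end{proof}

A \emph{triangle} is a set of three lines, one from each family, without a common cell; the three pairwise intersections are its \emph{corners}. Its \emph{triangle word} is obtained by giving these lines the value $-1$ and all others the value $1$. It is odd, it equals $-1$ exactly at the cells on precisely one of the three lines, and its weight is $3n-6$ (Figure~\ref{fig:triangle}).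

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\foreach \x/\y in {0/1,0/2,0/3,0/5,0/6,0/7,0/8,1/0,2/0,3/0,5/0,6/0,7/0,8/0,1/3,2/2,3/1,5/8,6/7,7/6,8/5}
  \fill[gray!45] (\y,-\x) rectangle ++(1,-1);
\draw (0,-9) grid (9,0);
\foreach \x/\y in {0/0,0/4,4/0} \node at (\y+0.5,-\x-0.5) {$\bullet$};
\foreach \x in {0,...,8} {\node[above] at (\x+0.5,0) {\scriptsize$\x$}; \node[left] at (0,-\x-0.5) {\scriptsize$\x$};}
\end{tikzpicture}
\caption{The triangle formed by row $0$, column $0$ and the wrapped diagonal $i+j=4$ in $\mathbb Z_9\times\mathbb Z_9$. Its word is $-1$ on the $21$ shaded cells and $1$ elsewhere. A square that vanishes on the shaded cells has the entry $t/2$ at each of the three corners $\bullet$, so an integral one has even line sum $t$.}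
\label{fig:triangle}
\end{figure}

\begin{lemma}\label{lem:triangle}
Let $c$ be a triangle word. \textup{(a)} Some point of $C$ is positive exactly on $I(c)$. \textup{(b)} The only words trivial on $I(c)$ are $1$ and $c$.
\end{lemma}

\begin{proof}
By translation the lines are $i=0$, $j=0$ and $s=k$ with $k\ne0$. In this proof put $\ell=k-i-j$. Then cells are triples with $i+j+\ell=k$, the three lines are $i=0$, $j=0$, $\ell=0$, the corners are the permutations of $(0,0,k)$, and the situation is symmetric under permutations of the coordinates. The set $I(c)$ consists of the corners and the cells with $i,j,\ell\ne0$.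

(a) Let $Y$ be $\frac12$ at the corners, $0$ at the other cells of the three lines, and $\frac1{n-3}(1-\frac12\theta)$ elsewhere, where $\theta$ is the number of coordinates equal to $k$. The line $i=0$ contains two corners and has sum $1$. On a line $i\ne0,k$ the cells $(i,0,k-i)$ and $(i,k-i,0)$ carry $0$; over the other $n-2$ cells $\theta$ adds up to $2$, from $j=k$ at $(i,k,-i)$ and $\ell=k$ at $(i,-i,k)$, so the sum is $\frac{n-2-1}{n-3}=1$. The line $i=k$ contains the corner $(k,0,0)$ and the $n-1$ cells $(k,j,-j)$, $j\ne0$, over which $\theta$ adds up to $(n-1)+2$; the sum is $\frac12+\frac1{n-3}\big(n-1-\frac{n+1}2\big)=1$. By symmetry all line sums are $1$. The value $\theta=3$ would need $2k=0$, so $Y\ge0$, and on $I(c)$ it vanishes only where $\theta=2$, at the three permutations of $(k,k,-k)$.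

To make these entries positive we add a perturbation with zero line sums. Choose $p\notin\{0,k,-k,-2k,-k/2\}$. Let $\Delta$ be the sum of $+1$ at the cells $(i,j)=(k,k)$, $(k-p,k+2p)$, $(k+p,k+p)$ and $-1$ at $(k-p,k+p)$, $(k+p,k)$, $(k,k+2p)$. Each of the rows $k,k-p,k+p$, columns $k,k+p,k+2p$ and diagonals $2k,2k+p,2k+2p$ receives one $+1$ and one $-1$, so all line sums vanish. By the choice of $p$ these rows and columns are not $0$ and these diagonals are not $k$, so $\Delta$ is supported off the three lines. The negative cells are the triples $(k-p,k+p,-k)$, $(k+p,k,-k-p)$, $(k,k+2p,-k-2p)$. To be permutations of $(k,k,-k)$ they would need $p=0$, $p\in\{0,-2k\}$, $p\in\{0,-k\}$ respectively, which is excluded; and $(k,k,-k)$ is a positive cell. So the sum of $\Delta$ and its two rotations in $(i,j,\ell)$ is at least $1$ at the three permutations of $(k,k,-k)$. Adding a small positive multiple of it to $Y$ gives the required point.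

(b) Let $u_iv_j=h_{i+j}$ on $I(c)$ and fix $\delta\ne0$. If $i\notin\{0,-\delta\}$, $s\notin\{k,k-\delta\}$ and $s\ne i$, then the cells $(i,s-i)$ and $(i+\delta,s-i)$ lie in $I(c)$, so $u_{i+\delta}/u_i=h_{s+\delta}/h_s$. The admissible pairs $(i,s)$ form a complete bipartite graph on two sets of size $n-2\ge7$ minus a partial matching, which is connected. So both ratios equal a constant $\kappa_\delta$, for all $i\notin\{0,-\delta\}$ and $s\notin\{k,k-\delta\}$. The cells $(s-j,j)$ and $(s-j,j+\delta)$ show in the same way that $v_{j+\delta}/v_j=\kappa_\delta$ for $j\notin\{0,-\delta\}$. Put $\kappa_0=1$. Given $\delta_1,\delta_2$, choose $i$ with $i$, $i+\delta_1$, $i+\delta_1+\delta_2\ne0$; the ratios of $u$ give $\kappa_{\delta_1+\delta_2}=\kappa_{\delta_1}\kappa_{\delta_2}$. So $\kappa$ is a homomorphism, and $u/\kappa$, $v/\kappa$, $h/\kappa$ are constant off $0$, $0$, $k$. Normalize so that $u_i=1$ for $i\ne0$ and $v_j=1$ for $j\ne0$; any cell off the three lines gives $h_s=1$ for $s\ne k$. For the line values $g_1=u_0$, $g_2=v_0$, $g_3=h_k^{-1}$, triviality at the corners gives $g_1g_2=g_1g_3=g_2g_3=1$,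 so $g_1=g_2=g_3=\pm1$.
\end{proof}

By Lemmas~\ref{lem:triangle} and~\ref{lem:words}, for each triangle word $c$ there is a face $F$ with support $I(c)$, the \emph{triangle face}. It is even, $W_F=\{1,c\}$, and $\operatorname{codim}F=|Z_F|=3n-6$. So triangle faces satisfy (S) and (R), and every even face of maximal dimension has codimension at most $3n-6$. What remains is to show that there are no other even faces of maximal dimension.

\begin{proposition}\label{prop:maximal}
Let $n\ge9$ be odd and let $F$ be an even face of maximal dimension. Then $\operatorname{supp}F\subset I(c)$ for some triangle word $c$.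
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:pole}, given Proposition~\ref{prop:maximal}]
The triangle face of $c$ is even and contains $F$, so it equals $F$. By Proposition~\ref{prop:criterion}, the pole at $-1$ has order $D=\dim C-(3n-6)$. By Lemma~\ref{lem:exact} the linear relations among the $3n$ line sums form a space of dimension $2$, so $A$ has rank $3n-2$ and $\dim C=n^2-(3n-2)+1$. Hence $D=n^2-6n+9=(n-3)^2$.
\end{proof}

To prove Proposition~\ref{prop:maximal}, take from Lemma~\ref{lem:words}(c) an odd word $c\in W_F$ of finite order with $\operatorname{wt}(c)\le\operatorname{codim}F\le3n-6$. It is feasible and $\operatorname{supp}F\subset I(c)$. For $n\ge11$ we show in Section~\ref{sec:large} that $c$ is a triangle word. For $n=9$ we show in Section~\ref{sec:nine} that an odd power of $c$ is a triangle word, which suffices because $I(c)\subset I(c^q)$.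

\section{Words of small weight for $n\ge11$}\label{sec:large}

\begin{proposition}\label{prop:large}
Let $n\ge11$ be odd. Every feasible odd word of weight at most $3n-6$ is a triangle word.
\end{proposition}

Such a word is a solution of $u_iv_j=h_{i+j}$ at all but $3n-6$ cells. We show that it differs from an exact solution, as in Lemma~\ref{lem:exact}, on only a few lines. The homomorphism $\kappa$ is recovered by majority vote among the ratios $u_{i+\delta}/u_i$.

\begin{proof}
\emph{Step 1: a common majority ratio.} Fix $\delta\ne0$. For $f\in\{u,v,h\}$ and $\rho\in U(1)$ let $N_f(\rho)=\#\{x:f(x+\delta)/f(x)=\rho\}$. For at least $n^2-2\operatorname{wt}(c)$ pairs $(i,j)$ both cells $(i,j)$ and $(i+\delta,j)$ are trivial, and then $u_{i+\delta}/u_i=h_{s+\delta}/h_s$ with $s=i+j$. Since $(i,j)\mapsto(i,s)$ is a bijection,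
\begin{equation}\label{eq:agree}
\sum_\rho N_f(\rho)N_g(\rho)\ge n^2-6n+12
\end{equation}
for $(f,g)=(u,h)$. The cells $(i,j),(i,j+\delta)$ give \eqref{eq:agree} for $(v,h)$, and the cells $(i+\delta,j),(i,j+\delta)$, which lie on one diagonal, give it for $(u,v)$. The left side is at most $n\max N_f$, so $\max N_f>n-6$, and $\max N_f\ge n-5>n/2$. Thus each $f$ has a majority ratio, and its \emph{deficit} $d_f(\delta)=n-\max N_f$ is at most $5$. Put $\varphi(a,b)=n(a+b)-2ab$, which is increasing in each variable for $a,b\le5$.

Suppose that $f,g$ have deficits $a,b$ and different majority ratios $\rho_1,\rho_2$. With $a_1=N_f(\rho_2)\le a$ and $b_1=N_g(\rho_1)\le b$, the left side of \eqref{eq:agree} is at most $(n-a)b_1+a_1(n-b)+(a-a_1)(b-b_1)$. This is bilinear in $(a_1,b_1)\in[0,a]\times[0,b]$, so it is at most the largest of its corner values $ab$, $a(n-b)$, $(n-a)b$, $\varphi(a,b)$, which is $\varphi(a,b)\le\varphi(5,5)=10n-50$. But $10n-50<n^2-6n+12$ for $n\ge11$. So $u,v,h$ have a common majority ratio $\kappa_\delta$. Now the left side of \eqref{eq:agree} is at most $(n-a)(n-b)+ab=n^2-\varphi(a,b)$,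 so $\varphi(a,b)\le6n-12$ for any two of the deficits. Since $\varphi(4,4)=8n-32$ and $\varphi(5,2)=7n-20$ exceed $6n-12$, at most one deficit is $\ge4$, and if one is $5$ the others are $\le1$. Therefore
\begin{equation}\label{eq:deficits}
d_u(\delta)+d_v(\delta)+d_h(\delta)\le10,\qquad d_f(\delta)+d_g(\delta)\le7\quad(f\ne g).
\end{equation}

\emph{Step 2: $\kappa$ is a homomorphism.} Let $\delta_1,\delta_2,\delta_1+\delta_2\ne0$. The sum over $f$ of $d_f(\delta_1)+d_f(\delta_2)+d_f(\delta_1+\delta_2)$ is at most $30$, so for some $f$ this quantity is at most $10<n$. Then some $x$ satisfies $f(x+\delta_1)=\kappa_{\delta_1}f(x)$, $f(x+\delta_1+\delta_2)=\kappa_{\delta_2}f(x+\delta_1)$ and $f(x+\delta_1+\delta_2)=\kappa_{\delta_1+\delta_2}f(x)$, so $\kappa_{\delta_1+\delta_2}=\kappa_{\delta_1}\kappa_{\delta_2}$. The ratios for $-\delta$ are the inverses of those for $\delta$, so $\kappa_{-\delta}=\kappa_\delta^{-1}$. With $\kappa_0=1$, $\kappa$ is a homomorphism, and we normalize to $\kappa=1$.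

\emph{Step 3: few lines deviate.} Now $d_f(\delta)=\#\{x:f(x+\delta)\ne f(x)\}$, so $\Omega_f=\sum_{\delta\ne0}d_f(\delta)$ is the number of ordered pairs $(x,y)$ with $f(x)\ne f(y)$. Let $n-\gamma_f$ be the largest multiplicity of a value of $f$. Each $x$ lies in at least $\gamma_f$ such pairs $(x,y)$, so $n\gamma_f\le\Omega_f\le5(n-1)$ and $\gamma_f\le4$. Counting the pairs with exactly one member in the largest class gives $\Omega_f\ge2\gamma_f(n-\gamma_f)$. By \eqref{eq:deficits}, $2\gamma_f(n-\gamma_f)+2\gamma_g(n-\gamma_g)\le7(n-1)$ for $f\ne g$. This fails for $(\gamma_f,\gamma_g)=(2,2)$, where the left side is $8n-16$, and for $(4,1)$, where it is $10n-34$, and by monotonicity of $\gamma(n-\gamma)$ on $[0,4]$ for all larger pairs. So if $\gamma_1\ge\gamma_2\ge\gamma_3$ are the three numbers, then $\gamma_2\le1$, and $\gamma_2=0$ if $\gamma_1=4$. In particular $\gamma_1+\gamma_2+\gamma_3\le5$.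

Call a line \emph{deviating} if its value is not the majority value of its family. Normalize the majority values of $u$ and $v$ to $1$. If that of $h$ were not $1$, the at least $n^2-5n>3n-6$ cells on no deviating line would be nontrivial. So it is $1$.

\emph{Step 4: the list.} A cell on exactly one deviating line is nontrivial. Since $m-2\binom m2\le[m=1]$ for $0\le m\le3$, summing over cells, with $m$ the number of deviating lines through the cell, gives
\[
\operatorname{wt}(c)\ge n(\gamma_1+\gamma_2+\gamma_3)-2(\gamma_1\gamma_2+\gamma_1\gamma_3+\gamma_2\gamma_3).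
\]
For $(\gamma_1,\gamma_2,\gamma_3)=(2,1,0)$, $(2,1,1)$, $(3,0,0)$, $(3,1,0)$, $(3,1,1)$, $(4,0,0)$ the right side is $3n-4$, $4n-10$, $3n$, $4n-6$, $5n-14$, $4n$, all larger than $3n-6$. For $(0,0,0)$ the phase is $1$. For $(1,0,0)$ and $(2,0,0)$ a deviating line has no trivial cell, against feasibility. For $(1,1,0)$ feasibility requires the common cell to be trivial, so the two line values are inverse to each other and the phase is $1$. There remains $(1,1,1)$. Three concurrent lines give weight at least $3n-3$. So the lines form a triangle, the $3n-6$ non-corner cells use up the whole weight, and the corners are trivial. Then the line values satisfy $g_1g_2=g_1g_3=g_2g_3=1$ and differ from $1$, so all are $-1$.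
\end{proof}

\section{The case $n=9$}\label{sec:nine}

For $n=9$ the inequality $n-5>n/2$ fails, and there are indeed words of weight at most $21$ that are far from constant on every family of lines. We proceed in two stages. First we classify the sign words of weight at most $21$, which is a finite problem about subsets of $\mathbb Z_9$. Then we reduce a general word to one whose order is a power of $2$ and climb from its last nontrivial power, a sign word, back to the word itself by successive square roots.

Let $H=\{0,3,6\}$; ``coset'' means coset of $H$. A nonzero element of $\mathbb Z_9$ is a unit or $\pm3$. Let $\langle x\rangle\in[-4,4]$ be the integer representative of $x\in\mathbb Z_9$.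

\subsection*{Sign words as triples of sets}
Let $c$ be a sign word. Then $u_i^2v_j^2=h_{i+j}^2$ for all $i,j$, so by Lemma~\ref{lem:exact} $u^2=a\kappa$, $v^2=b\kappa$, $h^2=ab\kappa$. Since $\kappa^9=1$ we have $\kappa=(\kappa^5)^2$, and normalizing by $\kappa^{-5}$ and square roots of $a^{-1},b^{-1}$ makes $u,v,h$ take values $\pm1$. Let $R,K,S\subset\mathbb Z_9$ be the sets where $u,v,h$ equal $-1$. Then $\pi(c)=(-1)^{|R|+|K|+|S|}$. Normalizing by constants $\pm1$ complements any two of the three sets at once, so we may assume $|R|,|K|\le4$. Put $S'=\mathbb Z_9\setminus S$. Either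
\begin{itemize}
\item[(I)] $|S|\le4$, and $c_{ij}=(-1)^{[i\in R]+[j\in K]+[i+j\in S]}$; or
\item[(II)] $|S'|\le4$, and $c_{ij}=-(-1)^{[i\in R]+[j\in K]+[i+j\in S']}$.
\end{itemize}
Both forms are preserved by the symmetries, which permute the three sizes arbitrarily. For sets $R,K,T$ of sizes $a_1,a_2,a_3$, the identity $m-2\binom m2+4\binom m3=[m\text{ odd}]$ for $0\le m\le3$ shows that the number of cells with an odd number of the memberships $i\in R$, $j\in K$, $i+j\in T$ is
\[
\mathcal W=\mathcal W_0+4e,\qquad\mathcal W_0=9(a_1+a_2+a_3)-2(a_1a_2+a_1a_3+a_2a_3),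
\]
where $e$ is the number of cells with all three memberships. So $\operatorname{wt}(c)=\mathcal W(R,K,S)$ in form (I) and $\operatorname{wt}(c)=81-\mathcal W(R,K,S')$ in form (II). Table~\ref{tab:W0} lists $\mathcal W_0$. To control $e$ we need two lemmas on sumsets.

\begin{table}[ht]
\centering
\begin{tabular}{c|l}
$d$&$xy:\ \mathcal W_0$\\\hline
$0$&$00{:}\,0,\ \ 10{:}\,9,\ \ 11{:}\,16,\ \ 20{:}\,18,\ \ 21{:}\,23,\ \ 22{:}\,28,\ \ 30{:}\,27,\ \ 31{:}\,30,$\\
&$32{:}\,33,\ \ 33{:}\,36,\ \ 40{:}\,36,\ \ 41{:}\,37,\ \ 42{:}\,38,\ \ 43{:}\,39,\ \ 44{:}\,40$\\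
$1$&$11{:}\,21,\ \ 21{:}\,26,\ \ 22{:}\,29,\ \ 31{:}\,31,\ \ 32{:}\,32,\ \ 33{:}\,33,\ \ 41{:}\,36,\ \ 42{:}\,35,\ \ 43{:}\,34,\ \ 44{:}\,33$\\
$2$&$22{:}\,30,\ \ 32{:}\,31,\ \ 33{:}\,30,\ \ 42{:}\,32,\ \ 43{:}\,29,\ \ 44{:}\,26$\\
$3$&$33{:}\,27,\ \ 43{:}\,24,\ \ 44{:}\,19$\\
$4$&$44{:}\,12$
\end{tabular}
\caption{The values $\mathcal W_0=9d+(9-2d)(x+y)-2xy$ for three sets of sizes $x\ge y\ge d$, all at most $4$.}
\label{tab:W0}
\end{table}

\begin{lemma}\label{lem:four}
\textup{(a)} Let $Y\subset\mathbb Z_9$ have four elements and $\delta\ne0$. Then $|Y\cap(Y+\delta)|\le3$. If equality holds, then either $\delta$ is a unit and $Y$ is an arithmetic progression with difference $\delta$, or $\delta=\pm3$ and $Y$ is a coset plus a point.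

\textup{(b)} Let $X,Y\subset\mathbb Z_9$ have four elements, let $r(s)=\#\{(x,y)\in X\times Y:x+y=s\}$, and let $\Omega=\mathbb Z_9\setminus(X+Y)$. Then $r(s)=4$ for at most one $s$, and $|\Omega|\le2$. If $|\Omega|=2$, then either $X,Y$ are progressions with a common unit difference and the values of $r$ along the progression $X+Y$ are $1,2,3,4,3,2,1$, or the values of $r$ on $X+Y$ are $3,3,3,2,2,2,1$.
\end{lemma}

\begin{proof}
(a) We have $Y+\delta\ne Y$, since otherwise $Y$ would be a union of cosets of a subgroup of order $3$ or $9$. If $\delta$ is a unit, $|Y\cap(Y+\delta)|$ is $4$ minus the number of runs of $Y$ along the cycle $0,\delta,2\delta,\dots$, so the value $3$ means one run. If $\delta=\pm3$, a coset containing $3,2,1$ elements of $Y$ contributes $3,1,0$, so the distributions $(3,1)$, $(2,2)$, $(2,1,1)$ give $3,2,1$.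

(b) The equality $r(s)=4$ means $X=s-Y$, and two such $s$ would contradict (a). Next, $m\in\Omega$ if and only if $m-Y\subset X^c$, the complement of $X$. Let $m_1\ne m_2$ in $\Omega$, $\delta=m_2-m_1$, $Y'=m_1-Y$. Then $Y'$ and $Y'+\delta$ are distinct four-element subsets of the five-element set $X^c$, so they meet in three elements, $X^c=Y'\cup(Y'+\delta)$, and (a) applies. If $\delta$ is a unit, $Y'$ is a progression with difference $\delta$ and $X^c$ a five-term one. So $X$ and $Y$ are four-term progressions with difference $\delta$; after scaling and translation both are $\{0,1,2,3\}$, so $|\Omega|=2$ and $r$ is as stated. If $\delta=\pm3$, then $Y'=Q\cup\{y\}$ with a coset $Q$, and $X^c=Q\cup\{y,y+\delta\}$. So $X=Q_1\cup\{x_0\}$ and $Y=Q_2\cup\{y_0\}$ with cosets $Q_1\not\ni x_0$, $Q_2\not\ni y_0$. The cosets $x_0+Q_2$ and $y_0+Q_1$ differ from $Q_1+Q_2$. If they differed from each other, $X+Y$ would be all of $\mathbb Z_9$; so they coincide. Then $r=3$ on $Q_1+Q_2$ and $r=2$ on $x_0+Q_2$. Modulo $3$, the points $x_0$ and $y_0$ are shifted from $Q_1$ and $Q_2$ by the same $\epsilon\ne0$, so $x_0+y_0$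 is shifted from $Q_1+Q_2$ by $2\epsilon$ and lies in the third coset, with $r=1$. Again $|\Omega|=2$.
\end{proof}

\begin{lemma}\label{lem:threesets}
If $B,B'\subset\mathbb Z_9$ have three elements and $|B+B'|\le4$, then both are cosets.
\end{lemma}

\begin{proof}
Translate so that $B'=\{0,a,a'\}$. Then $|B\cap(B+a)|\ge2$ and $|B\cap(B+a')|\ge2$. As in the proof of Lemma~\ref{lem:four}(a), for a unit $a$ this means that $B$ is a progression with difference $a$, and for $a=\pm3$ that $B$ is a coset, since the distributions $(2,1)$ and $(1,1,1)$ give only $1$ and $0$. The same holds for $a'$. If $a$ or $a'$ is $\pm3$, then $B$ is a coset, the cosets $B+a$ and $B+a'$ meet $B$, so $a,a'\in H$ and $B'=H$. If both are units, then $B=\{b,b+a,b+2a\}$, whose only differences occurring twice are $\pm a$. So $a'=-a$, and $B+B'=\{b-a,\dots,b+3a\}$ has five elements, a contradiction.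
\end{proof}

\subsection*{Classification of light sign words}
Define the \emph{carry} $w(i,j)=\frac19\big(\langle i\rangle+\langle j\rangle-\langle i+j\rangle\big)$. The numerator is a multiple of $9$ of absolute value at most $12$, so $w\in\{-1,0,1\}$. The word of one line is the word with value $-1$ on that line and $1$ on all others.

\begin{lemma}\label{lem:signwords}
Up to symmetry, the sign words $c\ne1$ of weight at most $21$ are:
\begin{center}
\begin{tabular}{cllcc}
type&&&weight&phase\\\hline
\textup{(1)}&line&the word of one line&$9$&$-1$\\
\textup{(2)}&cross&product for two lines of different families&$16$&$1$\\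
\textup{(3)}&parallels&product for two lines of one family&$18$&$1$\\
\textup{(4)}&triangle&&$21$&$-1$\\
\textup{(5)}&carry word&$c_{ij}=(-1)^{w(i,j)}$&$20$&$1$\\
\textup{(6)}&block word&$-1$ exactly for $(i,j)\equiv(1,1),(2,2)\pmod3$&$18$&$1$\\
\textup{(7)}&&\textup{(6)} times the word of a row $\rho\notin H$&$21$&$-1$\\
\textup{(8)}&&$R=K=\{0,1,2,3\}$, $S=\{0,5,6,7,8\}$ or $\{0,1,6,7,8\}$&$21$&$-1$
\end{tabular}
\end{center}
The types \textup{(1), (3), (7), (8)} are not feasible.
\end{lemma}

\begin{proof}
Whenever two of the sets have four elements we take them to be $R$ and $K$, and let $r$ and $\Omega$ be as in Lemma~\ref{lem:four}(b) for $R,K$. Then $e$ is the sum of $r$ over the third set. We use the symmetry $i^*=2i+6$, $j^*=2j+6$, under which $s=i+j$ goes to $s^*=2s+12$. For $i,s=0,\dots,8$,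
\begin{equation}\label{eq:star}
\langle i^*\rangle=-3,-1,1,3,-4,-2,0,2,4,\qquad\langle s^*\rangle=3,-4,-2,0,2,4,-3,-1,1 .
\end{equation}
So $\langle i^*\rangle$ is odd exactly for $i\in\{0,1,2,3\}$, and $\langle s^*\rangle$ exactly for $s\in\{0,6,7,8\}$.

\emph{Form \textup{(I)}.} We need $\mathcal W_0+4e\le21$. Table~\ref{tab:W0} leaves the sizes $(1,0,0)$, $(1,1,0)$, $(2,0,0)$, which are types (1)--(3); $(1,1,1)$ with $e=0$, which is type (4); $(4,4,3)$ with $e=0$; and $(4,4,4)$ with $e\le2$. For $(4,4,3)$, $e=0$ means $S\subset\Omega$, impossible since $|\Omega|\le2$. For $(4,4,4)$, at least two elements of $S$ lie outside $\Omega$. So $e=2$, two elements of $S$ form $\Omega$, and the other two have $r=1$. This is the progression case of Lemma~\ref{lem:four}(b), and after a symmetry $R=K=\{0,1,2,3\}$, $S=\{0,6,7,8\}$. By \eqref{eq:star}, $c_{ij}=(-1)^{\langle i^*\rangle+\langle j^*\rangle-\langle s^*\rangle}=(-1)^{w(i^*,j^*)}$, which is type (5), of weight $12+8$ and phase $(-1)^{12}$.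

\emph{Form \textup{(II)}.} We need $\mathcal W_0+4e\ge60$. A cell is determined by any two of $i,j,i+j$, so $e$ is at most the product of the two smallest sizes. For $d=0$, $\mathcal W\le40$; for $d=1$, $\mathcal W\le36+16$; for $d=2$, $\mathcal W\le46,47,54,48,53,58$ in the order of the table. There remain $(3,3,3)$ and $(4,3,3)$ with $e=9$, $(4,4,3)$ with $e\ge11$, and $(4,4,4)$ with $e\ge12$. For $(4,4,3)$, Lemma~\ref{lem:four}(b) gives $e\le4+3+3$, so this case does not occur.

\emph{Sizes $(3,3,3)$.} Here $e=9$ means $R+K\subset S'$, so $R$, $K$ and $S'=R+K$ are cosets by Lemma~\ref{lem:threesets}. Translate to $R=K=S'=H$. Then $c_{ij}=-1$ if and only if an even number of $i,j,i+j$ is divisible by $3$. That number is $0$, $1$ or $3$, so the condition is that none is divisible by $3$. This is type (6), of weight $81-63$ and phase $(-1)^{3+3+6}$.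

\emph{Sizes $(4,3,3)$.} Let $|R|=4$. Then $e=9$ means $S'-K\subset R$, so $S'$ and $K$ are cosets and $R$ is the coset $S'-K$ plus a point. Translating the three cosets to $H$ gives type (7), of weight $81-60$.

\emph{Sizes $(4,4,4)$, with $r(s_0)=4$ for some $s_0\in S'$.} Then $K=s_0-R$ and $r(s_0+\delta)=|R\cap(R+\delta)|$. The values of $r$ at the other three elements of $S'$ are at most $3$ and add up to at least $8$, so one of them is $3$ and Lemma~\ref{lem:four}(a) applies to $R$. Suppose $R=Q\cup\{x\}$ with a coset $Q$. Then $|R\cap(R+\delta)|$ is $3$ for $\delta=\pm3$, and for a unit $\delta$ it is $[x+\delta\in Q]+[x-\delta\in Q]=1$; three values add up to at most $7$. So $R$ is a progression with unit difference, and after a symmetry $R=K=\{0,1,2,3\}$, $s_0=3$. The values $r(3+\delta)$ are $3,2,1,0$ for $\delta=\pm1,\pm2,\pm3,\pm4$, so $S'=\{1,2,3,4\}$ or $\{2,3,4,5\}$ and $e=12$. This is type (8), of weight $81-60$ and phase $(-1)^{4+4+5}$.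

\emph{Sizes $(4,4,4)$, with $r\le3$ on $S'$.} We show that this is impossible. Since $e\ge12$, $r=3$ on all of $S'$, and the remaining four of the $16$ pairs have sums among the other five elements. So $|\Omega|\ge1$. If $|\Omega|=2$, Lemma~\ref{lem:four}(b) allows at most three values $3$. So $\Omega=\{m\}$, the other four elements have $r=1$, and $r(m+\delta)$ is odd for all $\delta\ne0$. Let $Y=m-K$. It lies in the complement of $R$, which is $Y\cup\{y_0\}$ for some $y_0$. Put $T=y_0-Y$, so $0\notin T$, and $\rho_T(\delta)=|T\cap(T+\delta)|=|Y\cap(Y+\delta)|$. Then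
\[
r(m+\delta)=|R\cap(Y+\delta)|=4-\rho_T(\delta)-[\delta\in T].
\]
So for $\delta\ne0$, $\rho_T(\delta)$ is odd if and only if $\delta\notin T$. Since $\rho_T(\delta)=\rho_T(-\delta)$, we get $T=-T$. Now $\rho_T(\delta)$ counts the pairs $(x,y)\in T\times T$ with $x-y=\delta$, and $(x,y)\mapsto(-y,-x)$ is an involution of this set whose fixed points are the pairs $(x,-x)$ with $2x=\delta$. Hence $\rho_T(\delta)$ is odd if and only if $\delta\in2T$, and so $2T=(\mathbb Z_9\setminus0)\setminus T$. If $3\in T$, then $6=-3\in T$ and $6=2\cdot3\in2T$, a contradiction. If $3\notin T$, then $3=2\cdot6\in2T$, so $6\in T$ and $3=-6\in T$, a contradiction.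

\emph{Feasibility.} Types (1) and (3) have a line without trivial cells. Let $X\ge0$ have line sums $1$ and support in $I(c)$. For type (7) let $\bar X_{\iota\eta}$ be the sum of $X$ over the cells $(i,j)\equiv(\iota,\eta)\pmod3$. All rows, columns and diagonals of $\bar X$ have sum $3$, so $\bar X_{11}=\bar X_{22}$ by Lemma~\ref{lem:three}. Using the symmetry $x\mapsto-x$, let $\rho\equiv1$. All cells of the class $(2,2)$ are nontrivial, so $\bar X_{22}=0$, while the trivial cells of row $\rho$ lie in the class $(1,1)$, so $\bar X_{11}\ge1$. For type (8) let $\psi(s)$ be the representative of $s^*$ in $[-5,3]$ if $S=\{0,5,6,7,8\}$, and in $[-3,5]$ if $S=\{0,1,6,7,8\}$. This changes one entry of \eqref{eq:star}, namely $4$ to $-5$ at $s=5$ or $-4$ to $5$ at $s=1$, so $\psi(s)$ is odd exactly on $S$, and $\sum_s\psi(s)=\mp9$. The integer $\langle i^*\rangle+\langle j^*\rangle-\psi(i+j)$ is a multiple of $9$ of absolute value at most $13$, and it is even exactly where $c$ is trivial; so it vanishes on the support of $X$. But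
\[
\sum_{i,j}X_{ij}\big(\langle i^*\rangle+\langle j^*\rangle-\psi(i+j)\big)=0+0-\sum_s\psi(s)\ne0.\qedhere
\]
\end{proof}

\subsection*{From sign words to all words}

\begin{proof}[Proof of Proposition~\ref{prop:maximal} for $n=9$]
Let $F$ and $c$ be as at the end of Section~\ref{sec:triangles}, and replace $c$ by $c^q$, where $q$ is the odd part of its order. Then $c\in W_F$ is odd, has order $2^k$ with $k\ge1$ and weight at most $21$, and $\operatorname{codim}F\le21$. Put $b_l=c^{2^{k-1-l}}$ for $0\le l\le k-1$. Then $b_{k-1}=c$, $b_{l+1}^2=b_l$, all $b_l$ lie in $W_F$, and $Z(b_l)\subset Z(b_{l+1})\subset Z(c)$. The word $b_0\ne1$ is a feasible sign word of weight at most $21$, so it has type (2), (4), (5) or (6). If $k=1$, then $b_0=c$ is odd, hence a triangle word, and we are done. Let $k\ge2$. Then $\pi(b_0)=1$, so $b_0$ has type (2), (5) or (6), and we derive a contradiction in each case, applying symmetries to $c$ and $F$ together. A cross and a carry word lie on a circle of words of phase $1$, and we show that the weight bound keeps all square roots on that circle. A block word forces so many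 zeros that $F$ is too small.

\emph{Type \textup{(2)}.} Let the lines be row $0$ and column $0$, with words $\mathsf r$ and $\mathsf k$; their union is the \emph{cross}. For $z\in U(1)$ let $x_z$ be the word with $u_0=z$, $v_0=z^{-1}$ and all other values $1$. Then $\pi(x_z)=1$, $b_0=x_{-1}=\mathsf r\mathsf k$, and for $z\ne1$ the set $Z(x_z)$ consists of the $16$ cells of the cross other than $(0,0)$. In row $0$ only $(0,0)$ can lie in $\operatorname{supp}F$, so it does, and all $b_l$ are trivial at $(0,0)$. We claim that every $b_l$ is some $x_z$ with $z\ne1$. Let $b_l=x_z$, choose $\zeta$ with $\zeta^2=z$, and put $a=b_{l+1}x_\zeta^{-1}$, a sign word. Since $Z(x_z)\subset Z(b_{l+1})$, the word $b_{l+1}$ is nontrivial at no more than $21-16=5$ cells off the cross, and there $a=b_{l+1}$. Multiplying $a$ by $\mathsf r$, $\mathsf k$, both or neither, we obtain $a'$ with at most four entries $-1$ among the eight cells of row $0$ other than $(0,0)$, and the same for column $0$. Then $\operatorname{wt}(a')\le5+4+4+1=14$, so $a'$ is $1$ or the word of one line, by Lemma~\ref{lem:signwords}. A line other than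 row $0$ and column $0$ has at least seven cells off the cross, which is too many. So $a\in\{1,\mathsf r,\mathsf k,\mathsf r\mathsf k\}$, and $a_{00}=1$ leaves $a\in\{1,x_{-1}\}$. Thus $b_{l+1}=x_{\pm\zeta}$ with $\pm\zeta\ne1$. By the claim $\pi(c)=1$, a contradiction.

\emph{Type \textup{(5)}.} For $z\in U(1)$ the array $y_z=(z^{w(i,j)})$ is a word: take $\xi^9=z$ and $u=v=h=\xi^{\langle\cdot\rangle}$. Its phase is $\xi^{\sum_x\langle x\rangle}=1$, and $b_0=y_{-1}$. The line of index $x$ in each family contains exactly $|\langle x\rangle|$ cells with $w\ne0$. Indeed, in row or column $x$ the other index $y$ must satisfy $\langle x\rangle+\langle y\rangle\notin[-4,4]$, and on diagonal $x$ we count $a_1,a_2\in[-4,4]$ with $a_1+a_2=\langle x\rangle\pm9$; both counts are $|\langle x\rangle|$. So there are $20$ such cells, and every line has at least five cells with $w=0$. We claim that every $b_l$ is some $y_z$ with $z\ne1$. Let $b_l=y_z$, $\zeta^2=z$, and $a=b_{l+1}y_\zeta^{-1}$, a sign word. The $20$ cells with $w\ne0$ are nontrivial for $b_{l+1}$, so $a=-1$ at no more than one cell with $w=0$. One of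 $a$ and $ay_{-1}$ has at most ten entries $-1$ among the $20$ cells, hence weight at most $11$, so it is $1$ or the word of one line. The latter has at least five entries $-1$ at cells with $w=0$. So $a\in\{1,y_{-1}\}$ and $b_{l+1}=y_{\pm\zeta}$. Again $\pi(c)=1$, a contradiction.

\emph{Type \textup{(6)}.} For $X\in F$ the array $\bar X$ of sums over residue classes modulo $3$ has $\bar X_{11}=0$, so $\bar X_{00}=0$ by Lemma~\ref{lem:three}. Hence $F\subset F_0$, the face of $C$ on which the $27$ cells with $i\equiv j\pmod3$ vanish. Each line contains six cells with $i\not\equiv j$, so the indicator of these cells lies in $C$ and they form the support of $F_0$. By Lemma~\ref{lem:words}(b), $\operatorname{codim}F_0=27-m$, where $m$ is the dimension of the space of arrays $p_i+q_j-r_{i+j}$ that vanish for $i\not\equiv j$. By Lemma~\ref{lem:exact}, $m=m'-2$, where $m'$ is the dimension of the space of real triples $(p,q,r)$ with $p_i+q_j=r_{i+j}$ for $i\not\equiv j$. Fix classes $\iota\ne\eta$ modulo $3$. For all $i\equiv\iota$ and $s\equiv\iota+\eta$, the cells $(i,s-i)$ and $(i+3,s-i)$ give $p_{i+3}-p_i=r_{s+3}-r_s$.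 So both sides equal a constant, and summing over $i,i+3,i+6$ shows that it is $0$. The same argument applies to $q$, and the sums $\iota+\eta$ with $\iota\ne\eta$ cover all classes. Thus $p,q,r$ depend only on residues modulo $3$. The solutions lie in $\mathbb R^9$ and satisfy the independent equations $p_0+q_1=r_1$ and $p_0+q_2=r_2$, so $m'\le7$ and $m\le5$. Then $\operatorname{codim}F\ge\operatorname{codim}F_0\ge22$, a contradiction.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:list}}\label{sec:end}

Propositions~\ref{prop:large} and the result of Section~\ref{sec:nine} prove Proposition~\ref{prop:maximal}, and with it Theorem~\ref{thm:pole}; by \eqref{eq:binomial}, $P_n$ is not a polynomial for odd $n\ge9$. The remaining cases of Theorem~\ref{thm:main} are Corollary~\ref{cor:magic} for $M_n$, Propositions~\ref{prop:small}(a) and~\ref{prop:symmetric} for $S_n$, and Propositions~\ref{prop:small}(a) and~\ref{prop:fiveseven} for $P_n$ with $n$ even or $n\in\{5,7\}$. Theorem~\ref{thm:list} follows from Theorem~\ref{thm:main} and Proposition~\ref{prop:small}, which covers all three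 functions for $n\le3$ and $S_4$, $P_4$. \qed

\begin{thebibliography}{9}

\bibitem{BCCG}
Matthias Beck, Moshe Cohen, Jessica Cuomo, and Paul Gribelyuk,
\emph{The number of ``magic'' squares and hypercubes},
arXiv:math/0201013 (2002).

\end{thebibliography}
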